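# The ABCT variety $V(k,n)$ is a positive geometry

## 1. Positive geometries and the simplex $V(n-1,n)$

Take $n$ vectors in the plane, in positive position, and place them on a rational normal curve in $\mathbb C^k$. The result is a point of the Grassmannian $\mathrm{Gr}(k,n)$. Let the vectors vary and take closures. One gets a complex variety $V(k,n)$ and inside its real points a "positive" region $V(k,n)_{\ge0}$. Does this region behave like a polytope, in the sense that it carries one distinguished differential form, with simple poles exactly on the walls, whose residue on each wall is the distinguished form of that wall?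

We make this precise. $\mathrm{Gr}(k,n)$ is the complex Grassmannian of $k$-dimensional subspaces of $\mathbb C^n$; its points are full-rank $k\times n$ matrices modulo left multiplication by $\mathrm{GL}(k)$. The maximal minors $p_I$, $I\subset[n]$, $|I|=k$, are the Plücker coordinates; they embed $\mathrm{Gr}(k,n)$ in $\mathbb P^N=\mathbb P(\wedge^k\mathbb C^n)$. $\mathrm{Gr}(2,n)_{>0}$ is the set of real points of $\mathrm{Gr}(2,n)$ all of whose $p_{ij}$, $i<j$, are nonzero and of the same sign.

The Veronese map $v\mapsto v\otimes\cdots\otimes v$, $\mathbb C^2\to S^{k-1}\mathbb C^2\cong\mathbb C^k$, applied column by column, gives a rational map $\theta_{k-1}:\mathrm{Gr}(2,n)\dashrightarrow\mathrm{Gr}(k,n)$. It sends the column $(\alpha_i,\beta_i)$ to $(\alpha_i^{k-1},\alpha_i^{k-2}\beta_i,\dots,\beta_i^{k-1})$, and it is undefined where the image matrix has rank $<k$. The **ABCT variety** is the Zariski closure $V(k,n)=\overline{\theta_{k-1}(\mathrm{Gr}(2,n))}$, and $V(k,n)_{\ge0}=\overline{\theta_{k-1}(\mathrm{Gr}(2,n)_{>0})}$ with closure in the Euclidean topology.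 With $z_i=\beta_i/\alpha_i$, Vandermonde's determinant gives
$$p_I(\theta_{k-1}(a))=\prod_{i<j\in I}(\alpha_i\beta_j-\alpha_j\beta_i)=\prod_{i\in I}\alpha_i^{k-1}\prod_{i<j\in I}(z_j-z_i).\tag{1.1}$$
The second form requires $\alpha_i\ne0$. For $k=3$, the columns are points on a conic in $\mathbb P^2$.

**Definition 1.1 (positive geometry, Arkani-Hamed–Bai–Lam).** Let $X$ be an irreducible complex projective variety of dimension $d$ defined over $\mathbb R$, and let $X_{\ge0}\subset X(\mathbb R)$ be a closed semialgebraic subset that is the closure of its interior $X_{>0}$, where $X_{>0}$ is an oriented $d$-dimensional real manifold. Put $\partial X_{\ge0}=X_{\ge0}\setminus X_{>0}$. The boundary components are the irreducible components $H$ of the Zariski closure of $\partial X_{\ge0}$ that have dimension $d-1$; each carries $H_{\ge0}$, the closure of the interior of $H(\mathbb R)\cap X_{\ge0}$, with the induced orientation. The pair $(X,X_{\ge0})$ is a positive geometry if there is a unique nonzero rational top-degree form $\Omega(X,X_{\ge0})$, the canonical form,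 such that:

1. if $d=0$, then $X$ is a point, $X_{\ge0}=X$, and $\Omega=\pm1$ according to orientation;
2. if $d>0$, then every boundary component $(H,H_{\ge0})$ is a positive geometry of dimension $d-1$, $\Omega$ has poles only along boundary components, these poles are simple, and $\mathrm{Res}_H\Omega(X,X_{\ge0})=\Omega(H,H_{\ge0})$ for each $H$.

"Interior" means topological interior in the real points. If $\Omega=\frac{ds}{s}\wedge\eta$ with $\eta$ regular, then $\mathrm{Res}_{s=0}\Omega=\eta|_{s=0}$. If $s>0$ inside, the induced orientation $o_H$ is given by $o_X=ds\wedge o_H$. (With the outward convention, replace every $\Omega(X)$ by $(-1)^{\dim X}\Omega(X)$.) Orders and poles along a prime divisor are read off in the local ring at its generic point; for all varieties below we shall prove that they are smooth at such points.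

The smallest example is $X=\mathbb P^1$, $X_{\ge0}=[0,\infty]$ with $\Omega=dz/z$. The residue at $0$ is $1$. At $\infty$ put $s=1/z$, so that $\Omega=-ds/s$ has residue $-1$, which matches the opposite induced orientation. The form is unique, since the difference of two candidates has no poles on $\mathbb P^1$ and is zero.

The problem is Lam's conjecture, posed in Dawei Shen and Emanuele Ventura, "The ABCT Variety $V(3,n)$ is a Positive Geometry", arXiv:2603.09365 (2026): prove or disprove that $(V(k,n),V(k,n)_{\ge0})$ is a positive geometry for all $k\ge3$ and $n\ge k+3$. The bound on $n$ guarantees that $V(k,n)$ is a proper subvariety, since $\dim V(k,n)\le2(n-2)<k(n-k)$. The case $k=n-1$ lies outside this range and is easy. We begin there.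

**Proposition 1.2.** For $n\ge3$, $V(n-1,n)=\mathrm{Gr}(n-1,n)\cong\mathbb P^{n-1}$, $V(n-1,n)_{\ge0}$ is the closed coordinate simplex, and the pair is a positive geometry.

**Step 1 (identify the region).** Use the coordinates $P_i=p_{[n]\setminus i}$. By the first form of (1.1), a point of $\mathrm{Gr}(2,n)_{>0}$ has image with all $P_i$ of one sign. Conversely fix $z_1<\dots<z_n$ and let $\alpha_i>0$ vary. By the second form of (1.1), $P_i=C_i\,(\prod_j\alpha_j)^{n-2}\,\alpha_i^{-(n-2)}$ with $C_i>0$, so every point with all $P_i>0$ is reached. So the image of the positive part is the open simplex. It is Zariski dense, and its closure is $\Delta_{n-1}=\{P_i\ge0\ \forall i\}$.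

**Step 2 (the form).** The aim is to prove, by induction on $d$, that $(\mathbb P^d,\Delta_d)$ satisfies condition 2 with $\Omega_d=\pm\, d\log\frac{P_1}{P_0}\wedge\dots\wedge d\log\frac{P_d}{P_0}$, the sign being chosen so that $\Omega_d>0$ on the oriented interior. For $d=0$ there is nothing to do. Let $d>0$. A point of $\Delta_d$ with $P_i=0$ is not interior: making $P_i$ slightly negative gives coordinates of both signs. So the interior is $\{P_i>0\ \forall i\}$, and the boundary components are $H_i=\{P_i=0\}$ with $H_{i,\ge0}\cong\Delta_{d-1}$. In the chart $P_j=1$, $j\ne i$, $\Omega_d=\pm\frac{dP_i}{P_i}\wedge\Omega_{d-1}$. So the pole along $H_i$ is simple and its residue is $\pm\Omega_{d-1}$. With $P_i>0$ inside, positivity of $\Omega_d$ makes this residue positive for the induced orientation. There are no other poles.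

**Step 3 (uniqueness).** Two forms satisfying condition 2 differ by a form $\eta$ without poles along any prime divisor, since by induction their residues agree. We show that $\eta=0$. On the torus $\{P_i\ne0\ \forall i\}$ the form $\Omega_d$ is regular and nowhere zero, so $\eta=h\,\Omega_d$ with $h$ a Laurent polynomial of degree $0$ in the $P_i$. As $\Omega_d$ has a simple pole along $H_i$, $\mathrm{ord}_{H_i}h\ge1$. The order of a Laurent polynomial along $P_i=0$ is its smallest exponent of $P_i$, so every monomial $P^\chi$ in $h$ has $\chi_i\ge1$ for all $i$. But $\sum\chi_i=0$. Hence $h=0$. $\square$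

Uniqueness came from a clash: each wall forces a positive exponent, while the torus weight has total $0$. We shall meet the same clash twice more.

What changes for $k\le n-2$? By (1.1) a generic point of $V(k,n)$ is described by $n$ distinct points $z_i$ of $\mathbb P^1$ modulo projective transformations, an element of $M_{0,n}$, together with an element of the torus $(\mathbb C^*)^n/\mathbb C^*$. The dimension is $(n-3)+(n-1)=2n-4$. For $k=n-1$ the Plücker coordinates forget the points $z_i$; for $2\le k\le n-2$ they remember all cross-ratios. So we must find out how colliding points and torus degenerations interact, which of them give walls, what the walls of the walls are, and why the form is unique on varieties that may be singular. Here is what we shall prove.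

**Theorem 1.** For $2\le k\le n-2$ (in particular for $k\ge3$, $n\ge k+3$), $(V(k,n),V(k,n)_{\ge0})$ is a positive geometry.

**Theorem 2.** Let $2\le k\le n-2$; for $x\in\mathrm{Gr}(k,n)$ let $M(x)=\{I:p_I(x)\ne0\}$.

(a) The interior of $V(k,n)_{\ge0}$ in $V(k,n)(\mathbb R)$ is $\theta_{k-1}(\mathrm{Gr}(2,n)_{>0})$, an open ball of dimension $2n-4$. $V(k,n)$ is smooth at the generic point of each of its prime divisors.

(b) On $V^\circ=V(k,n)\cap\{p_I\ne0\ \forall I\}\cong M_{0,n}\times(\mathbb C^*)^n/\mathbb C^*$ the canonical form is $\pm\,\omega_{PT}\wedge\omega_T$ (the Parke–Taylor form, written out in Section 10 as $\omega_L$ for $L=[n]$ in its standard cyclic order, and the $d\log$ form of the torus). With orientations matched by $\theta=\theta_{k-1}$, $\theta^*\Omega(V)=(k-1)^{n-1}\Omega(\mathrm{Gr}(2,n)_{\ge0})$, and the trace satisfies $\theta_*\Omega(\mathrm{Gr}(2,n)_{\ge0})=\Omega(V)$.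

(c) The boundary components are exactly the closures of $\{x\in V(k,n):M(x)=\{I:e\le|I\cap S|\le e+1\}\}$, where $S$ is a cyclic interval, $2\le|S|\le n-2$, and both

* $|S|=2,\ e\in\{0,1\}$, or $1\le e\le|S|-2$;
* $|S^c|=2,\ k-1-e\in\{0,1\}$, or $1\le k-1-e\le|S^c|-2$.

The pairs $(S,e)$ and $(S^c,k-1-e)$ give the same component.

(d) Every iterated boundary component is one of the varieties $X_D$ of Section 5, with canonical form $\Omega_D$ of Section 10.

So the conjecture is true.

## 2. One cross-ratio: $\mathrm{Gr}(2,4)$ by hand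

For $k=2$ the map $\theta_1$ is the identity and $V(2,4)=\mathrm{Gr}(2,4)$. Where all $p_{ij}\neq0$ we can normalize the columns by $\mathrm{GL}_2$ to
$$v_1=t_1(1,0),\quad v_2=t_2(1,x),\quad v_3=t_3(1,1),\quad v_4=t_4(0,1),$$
with $x\ne0,1$ and $t$ determined up to a common factor. Then $p_{12}=t_1t_2x$, $p_{23}=t_2t_3(1-x)$ and $p_{ij}=t_it_j$ otherwise. The positive part is $0<x<1$, all $t_i$ of one sign. Consider
$$\Omega=\frac{dx}{x(1-x)}\wedge d\log\tfrac{t_2}{t_1}\wedge d\log\tfrac{t_3}{t_1}\wedge d\log\tfrac{t_4}{t_1}.$$

The formulas make sense at $x=0$ and give coordinates near the generic point of $\{p_{12}=0\}$, where $\Omega$ has a simple pole. There is a second divisor over the same collision $x\to0$. Put $t_1=u_1/x$, $t_2=u_2/x$, $t_3=u_3$, $t_4=u_4$ and multiply all coordinates by $x$. This gives $p_{12}=u_1u_2$, $p_{34}=x\,u_3u_4$, and the others are units. So now $x=0$ is $\{p_{34}=0\}$. The forms $d\log(t_i/t_1)$ change by multiples of $dx/x$, which die in the wedge product, so $\Omega$ also has a simple pole along $\{p_{34}=0\}$. One collision, two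 walls: the choice is a choice of torus scaling. Likewise $x\to1$ gives $\{p_{23}=0\}$ and $\{p_{14}=0\}$. At $x\to\infty$, with $w=1/x$, one has $\frac{dx}{x(1-x)}=\frac{dw}{1-w}$. So along $\{p_{24}=0\}$ (take $t_2=u_2w$) and $\{p_{13}=0\}$ (take $t_i=u_iw$ for $i=1,2,3$, and divide all coordinates by $w$) the order is $0$.

Uniqueness: let $\eta=h\,\Omega$ have no poles along prime divisors, where $h$ is regular on $\{p_{ij}\ne0\ \forall i,j\}$. Decomposing under the torus we may assume that $h$ has a weight $\chi$. Pull $h$ back to a function $G$ of four vectors in $\mathbb C^2$. It is homogeneous of degree $\chi_i$ in $v_i$, and invariance under scalars in $\mathrm{GL}_2$ gives $\sum\chi_i=0$. Its order along $\det(v_i,v_j)=0$ is $\mathrm{ord}_{\{p_{ij}=0\}}h$, which is $\ge1$ for cyclically adjacent $i,j$ and $\ge0$ otherwise. If $G\ne0$, then $G/(p_{12}p_{23}p_{34}p_{14})$ is a nonzero polynomial of degree $\chi_i-2$ in $v_i$. The degrees sum to $-8<0$, which is impossible. This small argument is the model for Section 11.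

Could one avoid it by saying that a rational variety carries no top form without poles? Not for singular varieties. Take the quartic surface $\{w f_3(x,y,z)+f_4(x,y,z)=0\}\subset\mathbb P^3$ with $f_3$ and $f_4$ generic, so that the curves $f_3=0$ and $f_4=0$ meet transversally. A singular point other than $[0:0:0:1]$ would have $f_3=0$ (the derivative in $w$), hence $f_4=0$, and $w\nabla f_3+\nabla f_4=0$, which transversality forbids. So the surface has one singular point and is normal. Projecting from that point shows that it is rational. Yet the residue along it of $\Omega_0/(wf_3+f_4)$, where $\Omega_0$ is the standard $3$-form of degree $4$ on $\mathbb P^3$, is nonzero and has no poles along any prime divisor. Forms without poles on a singular $X$ may acquire poles on a resolution, and rationality alone says nothing. We need an argument on $X$ itself.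

## 3. Colliding points in $V(k,n)$ and a convex exponent

Put $g(c)=c(c-1)/2$, the number of pairs among $c$ things. For $c\in\mathbb Z$ we have $g(c)\ge0$, $g(c)=0$ iff $c\in\{0,1\}$, $g(-1)=g(2)=1$, and
$$g(c-e)=g(c)-ec+\tfrac{e(e+1)}2.\tag{3.1}$$
Let $\hat g$ be the piecewise linear interpolation of $g$ at the integers. It is convex, has slope $m$ on $[m,m+1]$, and has a genuine kink at every integer.

Let the points $z_i$, $i\in S$, of a configuration collide at rate $s$: $z_i=z_S+s\zeta_i$. In (1.1) every pair inside $I\cap S$ contributes a factor $s$, so $p_I$ has order $g(|I\cap S|)$. Multiply $\tau_i=\alpha_i^{k-1}$ by $s^{-e}$ for $i\in S$. By (3.1) the order becomes $g(|I\cap S|-e)$ up to a constant, so (if such $I$ exist) the limit has support $\{I:|I\cap S|\in\{e,e+1\}\}$. These are the supports in Theorem 2(c).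

The sensible first attempt is to compactify the two factors of $M_{0,n}\times(\mathbb C^*)^n/\mathbb C^*$ separately and to hope that each collision is a wall. Let us test this on $V(3,6)$ (six vectors in $\mathbb C^3$ lying over a conic, dimension $8$). Modulo $\mathrm{PGL}_3$ we count configurations of points in $\mathbb P^2$ and add $5$ for the torus.

* $S=\{1,2\}$, $e=0$: points $1=2,3,4,5,6$. Five points always lie on a conic, and the dimension is $(10-8)+5=7$. A divisor.
* $S=\{1,2\}$, $e=1$: points $3,4,5,6$ lie on a line. The moduli are those of these four points and the intersection with the line $12$, giving $2+5=7$. A divisor.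
* $S=\{1,2,3\}$, $e=1$: the conic becomes two lines, one containing $1,2,3$, the other $4,5,6$. Each line carries four special points, giving $1+1+5=7$. A divisor.
* $S=\{1,2,3\}$, $e=0$: points $1=2=3$ and $4,5,6$. Four general points have no moduli, giving $0+5=5$. Codimension $3$.

So the attempt stops here: whether a collision gives a wall depends on $e$, and some collisions lose all memory of their cross-ratios. Moreover several collisions at once produce an order $\sum_Sd_S\,g(|I\cap S|)+\text{linear}$ with $d_S>0$. Convexity of $\hat g$ suggests what to do. On a polytope, such a function is minimal where each $|I\cap S|$ lies in a prescribed unit interval $[m_S,m_S+1]$ or at a prescribed integer $m_S$. So the correct index set for the strata consists of trees (which points collided) with a unit interval or an integer on every edge (which $I$ survive). We shall build varieties $X_D$ for all such data $D$, show that this family is closed under taking walls, and run the induction of Proposition 1.2 on the whole family.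

Fix from now on $1\le k\le n-1$ and $n\ge3$.

## 4. Trees with intervals on their edges

A *tree* $\mathcal L$ is a laminar family of nonempty subsets of $[n]$ (any two members are nested or disjoint) containing $[n]$ and all singletons. The non-singleton members are its *vertices*; each vertex is the disjoint union of its $\ge2$ children. A member $S\ne[n]$ is regarded as an *edge* joining $S$ to its parent. For $x\in\mathbb R^n$ write $x(S)=\sum_{i\in S}x_i$, and let $\mathbf 1_I$ be the indicator vector of $I$.

**Definition 4.1.** A *datum* $D=(\mathcal L,J)$ assigns to every edge $S$ either $J_S=[m_S,m_S+1]$ (the edge is *unfrozen*) or $J_S=\{m_S\}$ (*frozen*), $m_S\in\mathbb Z$, with $J_{\{i\}}\subset[0,1]$. Put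
$$Q_D=\{x\in\mathbb R^n:x([n])=k,\ x(S)\in J_S\text{ for all edges }S\},\qquad M_D=\{I:\mathbf 1_I\in Q_D\}.$$
$D$ is *admissible* if some $x\in Q_D$ has $x(S)\in\mathrm{relint}\,J_S$ for all $S$.

For admissible $D$ such points $x$ form exactly $\mathrm{relint}\,Q_D$. Indeed, if $x$ is such a point and $y\in Q_D$, then $x+\epsilon(x-y)\in Q_D$ for small $\epsilon>0$, so $x\in\mathrm{relint}\,Q_D$. Conversely, if $x'\in\mathrm{relint}\,Q_D$, the segment from $x$ to $x'$ extends beyond $x'$ in $Q_D$, so $x'(S)\in\mathrm{relint}\,J_S$. For $x\in\mathrm{relint}\,Q_D$, $J_S$ is the smallest interval with integer endpoints containing $x(S)$. Since $0\le x(S)\le|S|$, there are finitely many admissible data.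

Example: $n=4$, $k=2$. The datum $D_0$ with $\mathcal L_0=\{[4],\text{singletons}\}$, all $J=[0,1]$, has $Q_{D_0}$ the octahedron. Adding $S=\{1,2\}$ with $J_S=[0,1]$ gives the pyramid with $M_D=\{13,14,23,24,34\}$. With $J_S=\{1\}$ instead we get the square $\{13,14,23,24\}$. With $J_S=\{0\}$ the datum is not admissible, because $x_1+x_2=0$ forces $x_1=x_2=0$.

**Lemma 4.2.** For admissible $D$, $Q_D=\mathrm{conv}\{\mathbf 1_I:I\in M_D\}$.

*Proof.* We show that extreme points are integral. Let $x\in Q_D$ with some $x(S)\notin\mathbb Z$. Since $x(u)=\sum_ax(a)$ over the children $a$ of $u$, and $x([n])=k$, no vertex is incident with exactly one edge with $x(S)\notin\mathbb Z$. So a non-backtracking walk along such edges continues in both directions until it ends at singletons $i\ne j$. The members containing exactly one of $i,j$ are the edges of the tree path from $i$ to $j$, and all of them have $x(S)\in\mathrm{int}\,J_S$. So $x\pm\epsilon(\mathbf 1_i-\mathbf 1_j)\in Q_D$ for small $\epsilon$, and $x$ is not extreme. Extreme points are therefore integral, with coordinates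 in $\{0,1\}$. $\square$

All data below are admissible. The *legs* of a vertex $u$ are its unfrozen children and, if $u\ne[n]$ is unfrozen, a parent leg $*$. Let $L_u$ be the set of legs, $\ell_u=|L_u|$. For $I\in M_D$ and $S$ unfrozen put $b_S(I)=|I\cap S|-m_S\in\{0,1\}$. The *labels* at $u$ are $\varepsilon_a=b_a$ for a child $a\in L_u$ and $\varepsilon_*=1-b_u$; for a frozen child put $\varepsilon_a=0$. The *rank* of $u$ is
$$r_u=\big(m_u+1\text{ if }u\text{ unfrozen};\ m_u\text{ if frozen};\ k\text{ if }u=[n]\big)-\sum_{a\text{ child}}m_a.$$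

In the pyramid example, $S$ has legs $\{1\},\{2\},*$ and rank $1$; the root has legs $S,\{3\},\{4\}$ and rank $2$. In the square, both vertices have two legs and rank $1$.

**Lemma 4.3.** (i) $I\mapsto(b_S(I))$ is a bijection from $M_D$ to the $\{0,1\}$-labelings of the unfrozen edges with $\sum_{\alpha\in L_u}\varepsilon_\alpha=r_u$ at every vertex $u$. (ii) A datum is admissible iff at each vertex $\ell_u=r_u=0$ or $1\le r_u\le\ell_u-1$.

*Proof.* (i) The identity $|I\cap u|=\sum_a|I\cap a|$, rewritten with $|I\cap a|=m_a+\varepsilon_a$, is exactly the vertex equation. The labels of singletons determine $I$. Conversely, given a labeling let $I$ consist of the $i$ with $\{i\}$ unfrozen and label $1$, or frozen at $1$. Going upward, the vertex equations give $|I\cap u|=m_u+b_u$, resp. $m_u$, resp. $k$.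

(ii) An interior point $x$ gives labels $x(a)-m_a$ and $1-(x(u)-m_u)$ in $(0,1)$ with integer sum $r_u$, so $\ell_u=r_u=0$ or $0<r_u<\ell_u$. Conversely, the unfrozen edges form a forest. In each component start at a vertex with one label chosen in $(0,1)$. Given one label $y\in(0,1)$ at a vertex, the other $\ell_u-1$ can be chosen in $(0,1)$ with sum $r_u-y\in(0,\ell_u-1)$. Proceeding through the forest ($b\leftrightarrow1-b$ across an edge) yields, as in (i), an interior point. $\square$

Let $F_D$ be the forest of unfrozen edges; its nodes are the vertices with $\ell_u\ge2$ and the unfrozen singletons. As $\ell_u\ne1$, its end nodes are unfrozen singletons. So beyond every unfrozen edge, in each direction, there is an element of $[n]$ in the same component of $F_D$. The components of $F_D$ and the frozen singletons give a partition of $[n]$ into *components*; let $c(D)$ be their number and $t(D)=n-c(D)$. No component crosses a frozen edge.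

**Compatible families.** Let $u$ be a vertex and $\mathcal B$ a set of $r_u$-subsets of $L_u$. A family $(I_B)_{B\in\mathcal B}$ in $M_D$ is *compatible at $u$* if: the labels of $I_B$ at $u$ are $1$ on $B$ and $0$ off $B$; for each child $a$ of $u$, $I_B\cap a$ depends only on whether $a\in B$ (is constant if $a$ is frozen); and $I_B\setminus u$ depends only on whether $*\in B$ (is constant if $*\notin L_u$). Then for a vertex $w\ne u$ inside a child $a$ of $u$, the labels of $I_B$ at $w$ depend only on whether $a\in B$. For all other $w\ne u$ they depend only on whether $*\in B$: $|I_B\cap u|=k-|I_B\setminus u|$ depends only on this, and for $S$ containing or disjoint from $u$, $|I_B\cap S|$ equals $|(I_B\setminus u)\cap S|$ plus, if $u\subset S$, $|I_B\cap u|$.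

**Lemma 4.4.** (i) At each vertex $u$ there is a compatible family indexed by all $r_u$-subsets of $L_u$. Every unfrozen edge takes both labels on $M_D$. (ii) If $i\ne j$ are in one component, there is $I\in M_D$ with $i\in I\not\ni j$ and $I-i+j\in M_D$. (iii) For a component $A$, $|I\cap A|$ is constant on $M_D$. Hence, for $\tau\in(\mathbb C^*)^n$ and $\tau_I=\prod_{i\in I}\tau_i$, $\tau_I$ is constant on $M_D$ iff $\tau$ is constant on components; the linear span of $Q_D-Q_D$ is $\{x:x(A)=0\ \forall A\}$, so $\dim Q_D=t(D)$. (iv) If $D'$ is admissible and $M_{D'}\subset M_D$, the $D'$-partition refines the $D$-partition.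

*Proof.* (i) For each leg $\alpha$ of $u$ and each $\varepsilon\in\{0,1\}$ choose a labeling of the part of $F_D$ beyond $\alpha$ with label $\varepsilon$ at $\alpha$. This works outward: given one label $\varepsilon$ at a vertex $w$, the other $\ell_w-1$ labels need sum $r_w-\varepsilon\in[0,\ell_w-1]$. In the same way choose one labeling of all components of $F_D$ not containing $u$. For each $B$ combine the choices with $\varepsilon=1$ on $B$ and $0$ off $B$. By 4.3(i) this is some $I_B\in M_D$, and the family is compatible. If $S$ is unfrozen with parent $u$, then $1\le r_u\le\ell_u-1$, so both $B\ni S$ and $B\not\ni S$ occur.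

(ii) On the path from $i$ to $j$ in $F_D$ require that at each vertex the two path legs carry complementary labels, starting from $b_i=1$. Across each edge $b\mapsto1-b$, so at every path vertex the entering leg has label $1$ and the leaving leg label $0$; at the end $b_j=0$. The remaining legs at a path vertex $w$ need sum $r_w-1\in[0,\ell_w-2]$, which is possible; continue outward as in (i). Flipping all labels on the path keeps the vertex equations and gives $I-i+j$.

(iii) Sum the vertex equations over the component. An edge between two vertices contributes $b+(1-b)=1$, and an edge to a singleton contributes its label. So $|I\cap A|$ is constant. If $\tau$ is constant on components then $\tau_I$ is constant; conversely use (ii). The span of $Q_D-Q_D$ satisfies $x(A)=0$ and contains $\mathbf 1_i-\mathbf 1_j$ for $i,j$ in one component by (ii).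

(iv) If $i,j$ are in one $D'$-component, take $I,I-i+j\in M_{D'}\subset M_D$ from (ii). By (iii) for $D$, $i$ and $j$ lie in one $D$-component. $\square$

Let $T_D=(\mathbb C^*)^n/\{\text{constant on components}\}$, a torus of dimension $t(D)$. Its characters are the $\chi\in\mathbb Z^n$ with $\sum_{i\in A}\chi_i=0$ for all components $A$; a basis is given by the $t_i/t_{i_A}$, $i\in A\setminus i_A$, with one $i_A$ chosen in each $A$. A vertex is **fat** if $2\le r_u\le\ell_u-2$ (so $\ell_u\ge4$). Put $\mathrm{Mod}_D=\prod_{u\text{ fat}}M_{0,L_u}$ and $\mu(D)=\sum_{u\text{ fat}}(\ell_u-3)$. Here $M_{0,L}$ is the space of $L$-tuples of distinct points of $\mathbb P^1$ modulo $PGL_2$. Fat vertices will be those that remember their cross-ratios; for $V(3,6)$ with $S=\{1,2,3\}$, the vertex $S$ has $\ell=4$, and rank $1$ if $e=0$ (not fat), rank $2$ if $e=1$ (fat).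

**Order.** $D'\le D$ iff $\mathcal L\subset\mathcal L'$ and $J'_S\subset J_S$ for edges $S$ of $\mathcal L$. Then $Q_{D'}\subset Q_D$ and $M_{D'}\subset M_D$. Let $D_0$ be the datum $\mathcal L_0=\{[n],\text{singletons}\}$, $J=[0,1]$. It is admissible ($\ell=n$, $r=k$), has a single component, and every $D\le D_0$.

## 5. The varieties $X_D$

Choose for each vertex $u$ an injective map $x^u:\mathrm{children}(u)\to\mathbb C$. For $i<j$ lying in different children $a\ni i$, $b\ni j$ of $u$ ("separated at $u$") put $q_{ij}=x^u_b-x^u_a$, and $q_I=\prod_{i<j\in I}q_{ij}$. Define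
$$X_D^\circ=\{[p]\in\mathbb P^N:\ p_I=q_I(x)\tau_I\ (I\in M_D),\ p_I=0\ (I\notin M_D)\},\qquad X_D=\overline{X_D^\circ},$$
where $x=(x^u)$ and $\tau\in(\mathbb C^*)^n$ vary. Put
$$P_D=\{p\in\mathbb P^N:p_I\ne0\iff I\in M_D\},\qquad U_D=\{p\in\mathbb P^N:p_I\ne0\ \forall I\in M_D\}.$$
$U_D$ is open, $P_D$ locally closed. The torus $(\mathbb C^*)^n$ acts by $(\tau p)_I=\tau_Ip_I$ and preserves $X_D^\circ$. By (1.1), with $\tau_i=\alpha_i^{k-1}$ arbitrary for $k\ge2$, $X_{D_0}=V(k,n)$. For $k=1$, $X_{D_0}=\mathbb P^{n-1}=\mathrm{Gr}(1,n)$.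

A *monomial* is a function $I\mapsto C\tau_I$ on $M_D$; products and inverses of monomials are monomials. By (3.1) with $e=m_a$ and $g(0)=g(1)=0$,
$$g(|I\cap a|)=m_a|I\cap a|+\mathrm{const}_a\quad\text{on }M_D\tag{5.1}$$
(trivial for frozen $a$). Also $C^{\varepsilon_\alpha}$ is a monomial for each leg $\alpha$ and $C\in\mathbb C^*$, because $\varepsilon_\alpha$ is $\pm|I\cap a|$ plus a constant for some member $a$.

**Step 1 (isolate what each vertex contributes).** Order the children of each $u$, with $*$ placed last. Then
$$q_I=\mathrm{sgn}_D(I)\prod_u\prod_{a<b}(x^u_b-x^u_a)^{|I\cap a||I\cap b|}$$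
with signs depending only on $I$ and the orders. Since $|I\cap a|=m_a+\varepsilon_a$, the exponent is $\varepsilon_a\varepsilon_b+m_a\varepsilon_b+m_b\varepsilon_a+m_am_b$, so up to a monomial it may be replaced by $\varepsilon_a\varepsilon_b$. For pairwise independent $v=(v_\alpha)\in(\mathbb C^2)^{L_u}$ put
$$V_u(I;v)=\prod_{\alpha<\beta\in L_u}\det(v_\alpha,v_\beta)^{\varepsilon_\alpha\varepsilon_\beta}.$$
With $v_a=(1,x_a)$ and $v_*=(0,1)$ we have $\det(v_a,v_b)=x_b-x_a$ and $\det(v_a,v_*)=1$, so
$$q_I=\mathrm{sgn}_D(I)\cdot\text{monomial}\cdot\prod_uV_u(I;v^u).$$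

**Step 2 (see that only fat vertices matter, and only through cross-ratios).** Replacing $v$ by $Av$, $A\in GL_2$, multiplies $V_u$ by the constant $\det(A)^{g(r_u)}$, since $r_u$ labels equal $1$. Replacing $v_\alpha$ by $Cv_\alpha$ multiplies $V_u$ by the monomial $C^{\varepsilon_\alpha(r_u-1)}$. If $r_u\le1$, then $V_u=1$. If $r_u=\ell_u-1$, exactly one $\bar\varepsilon_\alpha=1-\varepsilon_\alpha$ is nonzero, so $\varepsilon_\alpha\varepsilon_\beta=1-\bar\varepsilon_\alpha-\bar\varepsilon_\beta$ for $\alpha\ne\beta$, and $V_u$ is a monomial. Any pairwise independent $v$ can be brought to the form $(1,x_a),(0,1)$ by $GL_2$ and scalings. Hence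
$$X_D^\circ=\Big\{p_I=\mathrm{sgn}_D(I)\,t_I\prod_{u\text{ fat}}V_u(I;v^u)\ (I\in M_D),\ p_I=0\ (I\notin M_D)\Big\},\tag{5.2}$$
with $v^u$ pairwise independent and $t\in(\mathbb C^*)^n$. Up to changing $t$, the point depends only on $([v^u])\in\mathrm{Mod}_D$.

Fix a gauge at each fat $u$: three legs at $(1,0),(1,1),(0,1)$, the others at $(1,x_\alpha)$. By 4.4(iii) the ratios $t_I/t_{I'}$, $I,I'\in M_D$, are characters of $T_D$, so (5.2) gives a surjective morphism $\psi_D:\mathrm{Mod}_D\times T_D\to X_D^\circ\subset P_D$. A change of gauge changes $t$ by units on $\mathrm{Mod}_D$. Everything works over any field $K\supset\mathbb Q$; note that $(K^*)^n\to T_D(K)$ is onto, since we may lift with $t_{i_A}=1$. In particular, real points of $\mathrm{Mod}_D\times T_D$ come from real $x^u,\tau$ (positions of frozen children and at non-fat vertices may be chosen freely).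

**Step 3 (recover the cross-ratios from Plücker coordinates).** Let
$$\mathrm{cr}(\alpha,\beta;\gamma,\delta)=\frac{\det(v_\alpha,v_\gamma)\det(v_\beta,v_\delta)}{\det(v_\alpha,v_\delta)\det(v_\beta,v_\gamma)}.$$
Let $u$ be fat, $\alpha,\beta,\gamma,\delta\in L_u$ distinct, $K\subset L_u\setminus\{\alpha,\beta,\gamma,\delta\}$ with $|K|=r_u-2$ (it exists as $r_u\le\ell_u-2$), and $(I_B)$ a compatible family at $u$ indexed by the four sets below. Then on $X_D^\circ$
$$\frac{p_{I_{K\alpha\gamma}}\,p_{I_{K\beta\delta}}}{p_{I_{K\alpha\delta}}\,p_{I_{K\beta\gamma}}}=\pm\,\mathrm{cr}(\alpha,\beta;\gamma,\delta)\tag{5.3}$$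
with a sign independent of the point. Indeed each leg has the same multiset of labels in numerator and denominator. By compatibility $t$ cancels, the factors $V_w$, $w\ne u$, cancel, and so do the factors of $V_u$ involving $K$; what remains is the cross-ratio. Similarly, if $I,I-i+j\in M_D$, then on $X_D^\circ$
$$p_I/p_{I-i+j}=(t_i/t_j)\cdot(\text{invertible function on }\mathrm{Mod}_D).\tag{5.4}$$

All cross-ratios are invertible on $M_{0,m}$ and generate $\mathcal O(M_{0,m})$. In a gauge with $0,1,\infty$ among the positions, $x_a=\mathrm{cr}(a,1;0,\infty)$, $1-x_a=\mathrm{cr}(a,0;1,\infty)$, $1-x_a/x_b=\mathrm{cr}(a,0;b,\infty)$, and inverses of cross-ratios are cross-ratios.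

**Lemma 5.1.** $\psi_D$ is a closed immersion into $P_D$ with image $X_D^\circ$. So $X_D^\circ\cong\mathrm{Mod}_D\times T_D$, $X_D\cap P_D=X_D^\circ$, $X_D$ is irreducible and defined over $\mathbb Q$, and $\dim X_D=\mu(D)+t(D)$.

*Proof.* On $P_D$ all $p_I$, $I\in M_D$, are invertible. The left sides of (5.3) for all cross-ratios at all fat vertices, and of (5.4) for the pairs $(i,i_A)$, with $I$ from 4.4(ii), define a morphism $\rho$ from $P_D$ to a torus. The composite $\rho\psi_D$ is the automorphism $(y,t)\mapsto(y,t\cdot\mathrm{unit}(y))$ of $\mathrm{Mod}_D\times T_D$ followed by the closed immersion given by cross-ratios (up to sign) and a basis of characters. As $\rho$ is separated, $\psi_D$ is a closed immersion. Its image $X_D^\circ$ is closed in $P_D$, so $X_D\cap P_D=X_D^\circ$. The rest is clear. $\square$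

## 6. Limits of families and the stratification of $X_D$

**Proposition 6.1.** Let $D'\le D$. Every point of $X_{D'}^\circ$ is a limit, as $\sigma\to0^+$, of a curve in $X_D^\circ$; a real point is a limit of a curve in $X_D^\circ(\mathbb R)$. In particular $X_{D'}\subset X_D$, and (take $D=D_0$) $X_D\subset\mathrm{Gr}(k,n)$ for all $D$, so $M_D$ is the set of bases of a matroid.

*Proof.* **Step 1 (let points collide along the finer tree).** Let the point be given by $x'^w,\tau$, real if the point is real. For a child $a$ of $u$ in $\mathcal L$ let $u=S_0\supsetneq S_1\supsetneq\dots\supsetneq S_r=a$ be the chain of members of $\mathcal L'$ between them, and put $x^u_a(s)=\sum_{h<r}s^hx'^{S_h}_{S_{h+1}}$. If $i,j$ are separated at $u$ in $\mathcal L$, their chains agree down to the smallest member of $\mathcal L'$ containing both, so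
$$q_{ij}(s)=s^h(q'_{ij}+O(s)),\qquad h=\#\{S\in\mathcal L'\setminus\mathcal L:\ i,j\in S\subset u\}.$$

**Step 2 (compute the order of $q_I$).** Call $S\in\mathcal L'\setminus\mathcal L$ new. If $u$ is the smallest $\mathcal L$-member containing $S$, then $S$ is a union of children of $u$. The pairs in $I\cap S$ separated at $u$ number $g(|I\cap S|)-\sum_{a\subset S}g(|I\cap a|)$, with $a$ running over the children of $u$ contained in $S$. Summing over new $S$ gives the order of $q_I$. By (5.1) it is $\sum_{S\text{ new}}g(|I\cap S|)$ plus an affine function on $M_D$ with integral linear part.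

**Step 3 (use the torus to make the order minimal on $M_{D'}$).** Put $\tau_i(s)=\tau_is^{\lambda_i}$ and choose $\lambda\in\frac12\mathbb Z^n$ so that the order of $p_I$ is, up to a constant, the value at $\mathbf 1_I$ of
$$\hat\varphi(x)=\sum_{S\text{ new}}[\hat g(x(S))-\kappa_Sx(S)]+\sum_{S\in\mathcal L\text{ edge}}\mu_Sx(S),$$
where $\kappa_S=m_S$ if $J'_S=[m_S,m_S+1]$, $\kappa_S=m_S-\frac12$ if $J'_S=\{m_S\}$; and $\mu_S=0$ if $J'_S=J_S$, $\mu_S=\pm1$ if $J'_S$ is the lower/upper endpoint of the unit interval $J_S$. The function $\hat g(y)-my$ has slope $0$ exactly on $[m,m+1]$. The function $\hat g(y)-(m-\frac12)y$ has slope $-\frac12$ just left and $+\frac12$ just right of $m$. So on $Q_D$ each summand is minimal exactly when $x(S)\in J'_S$, and $\hat\varphi$ is minimal exactly on $Q_{D'}\ne\emptyset$.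

**Step 4 (the limit).** Put $s=\sigma^2$, so that only integral powers of $\sigma$ occur, and divide by the smallest power. As $\sigma\to0^+$ the limit is $p_I=q'_I\tau_I$ on $M_{D'}$ and $0$ elsewhere: the given point. The curve lies in $X_D^\circ$ for small $\sigma>0$ and is real if the data are. $\square$

**Proposition 6.2.** $X_D=\bigcup_{D'\le D}X^\circ_{D'}$.

*Proof.* By 6.1 it remains to show that each $y\in X_D$ lies in some $X_{D'}^\circ$.

**Step 1 (replace $y$ by a power series point).** Take an irreducible curve in $X_D$ through $y$ meeting $X_D^\circ$, normalize and complete (if $X_D$ is a point there is nothing to prove). This gives a $\mathbb C[[s]]$-point of $X_D$ with special point $y$ and generic point in $X_D^\circ$. By Section 5 over $\mathbb C((s))$ it is given by $x^u_a(s)\in\mathbb C((s))$ and $\tau_i(s)\in\mathbb C((s))^*$. An affine substitution of $x^u$ with factor $c$ multiplies $q_I$ by $c^{\,g(|I\cap u|)-\sum_ag(|I\cap a|)}$, the sum running over the children $a$ of $u$. By (5.1) this is a monomial, which is absorbed into $\tau$. So we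 may assume, for each $u$, that $x^u_a\in\mathbb C[[s]]$ with constant terms not all equal.

**Step 2 (read off a tree).** Let $v$ be the valuation. Add to $\mathcal L$ all unions $S\ne u$ of at least two children of $u$ of the form $S=\bigcup\{b:v(x^u_b-x^u_a)\ge h\}$, $h>0$ an integer. These are balls for an ultrametric, hence laminar; this gives $\mathcal L'$. Put $v_u=0$ and $v_S=\min_{a,b\subset S}v(x^u_a-x^u_b)$ for new $S$. If $S\subsetneq P$ are balls (or $P=u$), then $v_P<v_S$. For $P=u$ this is clear; for a ball $P$ with $v_P\ge v_S$, $P$ would lie in the ball of radius $v_S$ around a child in $S$, which is contained in $S$. So $d_S=v_S-v_{\mathrm{parent}(S)}>0$.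

**Step 3 (read off the limiting positions).** For a vertex $S$ of $\mathcal L'$ (new, or $S=u$) fix a child $a_S\subset S$ of $u$. For a child $A$ of $S$ in $\mathcal L'$ let $x'^S_A$ be the coefficient of $s^{v_S}$ in $x^u_a-x^u_{a_S}$, $a\subset A$. It does not depend on $a$, since two choices differ by something of valuation $\ge v_A>v_S$ (if $A$ is a ball). The values are distinct for distinct $A$. Indeed two children of $u$ in $S$ at valuation $\ge v_S+1$ lie in a ball of radius $v_S+1$. This ball is contained in $S$, and properly so because the minimum $v_S$ is attained. So it is a new member lying inside a single child of $S$. Hence $q_{ij}(s)=s^{v_S}(q'_{ij}+O(s))$ if $i,j$ are separated at $S$ in $\mathcal L'$. With $\tau_i(s)=s^{\lambda_i}(\tau'_i+O(s))$, $\tau'_i\ne0$, we get for $I\in M_D$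
$$p_I(s)=s^{\varphi(I)}(q'_I\tau'_I+O(s)).$$
Since $v_S$ is the sum of $d_T$ over new $T$ with $S\subset T\subsetneq u$, Step 2 of 6.1 gives $\varphi(I)=\hat\varphi(\mathbf 1_I)$ with $\hat\varphi(x)=\sum_{S\text{ new}}d_S\,\hat g(x(S))+(\text{affine})$.

**Step 4 (read off the intervals).** Let $Q'$ be the convex set of minimizers of $\hat\varphi$ on $Q_D$ and $x_0\in\mathrm{relint}\,Q'$. For edges $S$ of $\mathcal L'$ let $J'_S$ be the smallest interval with integer endpoints containing $x_0(S)$, and $D'=(\mathcal L',J')$. Then $D'$ is admissible, by means of $x_0$, and $D'\le D$. We claim $Q'=Q_{D'}$.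

The inclusion $Q_{D'}\subset Q'$: $\hat\varphi$ is affine on $Q_{D'}\subset Q_D$ and minimal at the relative interior point $x_0$, so it is constant there.

The inclusion $Q'\subset Q_{D'}$: let $y'\in Q'$. The segment from $y'$ to $x_0$ extends beyond $x_0$ in $Q'$. On it $\hat\varphi$ is constant, and a sum of convex functions that is affine has affine summands, so each $\hat g(x(S))$, $S$ new, is affine on it. If $x_0(S)\in\mathbb Z$, the kink forces $x(S)$ to be constant, so $y'(S)=x_0(S)$; otherwise no kink may be crossed, so $y'(S)\in J'_S$. For $S\in\mathcal L$ with $J_S$ a unit interval and $x_0(S)$ an endpoint, $y'(S)=x_0(S)$ because the segment extends beyond $x_0$ with $x(S)\in J_S$. For the other $S\in\mathcal L$, $J'_S=J_S$. So $y'\in Q_{D'}$.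

**Step 5 (conclude).** $Q'=Q_{D'}$ has integral extreme points by 4.2, so the minimum of $\varphi$ on $M_D$ is attained exactly on $M_{D'}$. The limit is $p_I=q'_I\tau'_I$ on $M_{D'}$, $0$ elsewhere, so $y\in X_{D'}^\circ$. $\square$

## 7. Which strata are divisors

Let $D'\le D$; primes denote $D'$-quantities. For a vertex $u$ of $\mathcal L$ let $\Gamma_u$ be the set of vertices $w$ of $\mathcal L'$ whose smallest containing $\mathcal L$-member is $u$. With the new edges $\Gamma_u$ is a tree, and the old edges incident with it are those incident with $u$ in $\mathcal L$. The sets $\Gamma_u$ partition the vertices of $\mathcal L'$. Let $C$ run over the components of the graph consisting of all $w\in\Gamma_u$ with $\ell'_w>0$ and the new unfrozen edges between them. Let $L_C\subset L_u$ be the set of legs attached to $C$ that are unfrozen in $D'$ (for these $J'=J$, so the labels agree), and $r_C=\sum_{\alpha\in L_C}\varepsilon_\alpha$ on $M_{D'}$. The tree $C$ has $|C|-1$ inner edges, each contributing $2$ to the sum of the $\ell'_w$ and $1$ to the sum of the $r'_w$.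 So
$$\sum_{w\in C}(\ell'_w-2)=|L_C|-2,\quad\sum_{w\in C}(r'_w-1)=r_C-1,\quad\sum_{w\in C}(\ell'_w-1-r'_w)=|L_C|-r_C-1.\tag{7.1}$$
In particular $r_C$ is constant. By 4.3(ii) all summands are $\ge0$, so $|L_C|\ge2$, $r_C\ge1$, $|L_C|-r_C\ge1$.

**Lemma 7.1.** (i) If $u$ is not fat, there is at most one $C$, and all $w\in\Gamma_u$ are non-fat. (ii) If $u$ is fat, $\sum_{w\in\Gamma_u\text{ fat}}(\ell'_w-3)\le\ell_u-3$, and equality implies that there is a single $C$ with $L_C=L_u$. Hence $\mu(D')\le\mu(D)$.

*Proof.* (i) Vertices with $\ell'_w=0$ are not fat. If $\ell_u=0$ there is no $C$. If $r_u=1$, then $\sum_Cr_C\le1$, so there is at most one $C$, and in it all $r'_w=1$. If $r_u=\ell_u-1$, then $\sum_C(|L_C|-r_C)\le\ell_u-r_u=1$, so there is at most one $C$, and in it all $r'_w=\ell'_w-1$.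

(ii) Let $N_C=\#\{w\in C:\ell'_w\ge3\}$. By (7.1), $\sum_{w\in C,\,\ell'_w\ge3}(\ell'_w-3)=|L_C|-2-N_C$, with $N_C\ge1$ if $|L_C|\ge3$ and $N_C=0$ if $|L_C|=2$. So the sum in question is at most $\sum_C\max(|L_C|-3,0)$, where $\sum|L_C|\le\ell_u$, $|L_C|\ge2$ and $\ell_u\ge4$. This is $\le\ell_u-3$, with equality only for one $C$ with $|L_C|=\ell_u$: if all maxima are $0$ the sum is $0<\ell_u-3$, and if some $|L_C|\ge3$ while another component exists, the sum is at most $\ell_u-5$. $\square$

**Definition 7.2.** *Type A*: $u$ is a fat vertex of $D$; $S\notin\mathcal L$ is a union of children of $u$, $S\subsetneq u$; $D'=(\mathcal L\cup\{S\},J\cup J_S)$ is admissible with $S$ unfrozen; in $D'$ each of the two vertices $S,u$ is fat or has exactly $3$ legs. *Type B*: $D'=(\mathcal L,J')\le D$ is admissible, $Q_{D'}$ is a facet of $Q_D$ of the form $Q_D\cap\{x(f)=c\}$ with $f$ unfrozen in $D$ and $c$ an endpoint of $J_f$, and all legs of all fat vertices of $D$ are unfrozen in $D'$.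

In type A put $B_1=L_u\cap\{\text{children}\subset S\}$, $B_2=L_u\setminus B_1$. Then $\ell'_S=|B_1|+1$ and $\ell'_u=|B_2|+1$, so $|B_1|,|B_2|\ge2$. The wall of $V(3,6)$ with $S=\{1,2,3\}$, $e=1$ is of type A. In the pyramid of Section 4 (no fat vertices), freezing $J_S=[0,1]$ to $\{1\}$ is of type B.

In both types $\dim X_{D'}=\dim X_D-1$. In type A the partition and $t$ are unchanged, and $\mu$ drops by $1$ since $\ell'_S+\ell'_u=\ell_u+2$ and $(\ell'_S-3)+(\ell'_u-3)=\ell_u-4$. In type B, $t=\dim Q$ drops by $1$. Fat vertices keep their legs, hence their ranks, since the rank is the sum of labels on $M_{D'}\subset M_D$. Non-fat vertices stay non-fat by 7.1(i). So $\mu$ is unchanged.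

**Proposition 7.3.** Every prime divisor $E$ of $X_D$ with $E\cap X_D^\circ=\emptyset$ is $X_{D'}$ for some $D'\le D$ of type A or B.

*Proof.* **Step 1 (find a stratum dense in $E$).** By 6.2 and finiteness, $E\cap X_{D'}^\circ$ is dense in $E$ for some $D'\le D$. Then $M_{D'}\ne M_D$, since otherwise $X_{D'}^\circ\subset X_D\cap P_D=X_D^\circ$. So $E\subset X_{D'}\subsetneq X_D$ and $E=X_{D'}$. Now $\mu(D')\le\mu(D)$, $t(D')\le t(D)$, and $\mu+t$ drops by $1$. The datum $D'$ itself need not be of type A or B; we replace it by a coarser $D''$ with the same variety.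

**Step 2 (the case $t(D')=t(D)$, $\mu(D')=\mu(D)-1$, gives type A).** Here $\mathrm{aff}\,Q_{D'}=\mathrm{aff}\,Q_D$. If $S\in\mathcal L$ is unfrozen in $D$, then $x(S)$ is not constant on $Q_D$ by 4.4(i), so $S$ is unfrozen in $D'$. Hence $J'_S=J_S$ for all edges $S\in\mathcal L$.

Suppose some $u$ had two components $C_1,C_2$. Choose legs $\alpha_i\in L_{C_i}$ and leaves beyond $\alpha_i$ (away from $u$) connected to $\alpha_i$ in $F_{D'}$. A path in $F_{D'}$ becomes a path in $F_D$ by contracting each $\Gamma_w$ to $w$, so both leaves are in the $D$-component of $u$. They are in different $D'$-components, since the tree path between them passes through $\Gamma_u$ from $C_1$ to $C_2$. With 4.4(iv) this gives $c(D')>c(D)$, a contradiction. So for $\ell_u>0$ there is a single $C$, and $L_C=L_u$.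

For $u$ fat define the loss
$$\ell_u-3-\sum_{w\in\Gamma_u\text{ fat}}(\ell'_w-3)=N_C-1+\sum_{w\text{ non-fat},\,\ell'_w\ge3}(\ell'_w-3)\ \ge0.$$
By 7.1(i) the losses sum to $1$, so exactly one fat $u$ has loss $1$, and the others have loss $0$. For this $u$, $N_C=1$ is impossible: the vertices of $C$ with $\ell'=2$ have $r'=1$, so by (7.1) the unique $w$ with $\ell'_w\ge3$ would have $\ell'_w=\ell_u$, $r'_w=r_u$, hence be fat, and the loss would be $0$. So $N_C=2$, with $w_1,w_2$ each fat or with three legs.

Pick an edge $S$ (new, unfrozen) on the path joining $w_1,w_2$ in $C$, and put $D''=(\mathcal L\cup\{S\},J'|)$. Then $D'\le D''\le D$, and $D''$ is admissible (use an interior point of $Q_{D'}$). Cutting $C$ at $S$ gives two sides, each containing one of $w_1,w_2$; on each side all other vertices have $\ell'=2$, $r'=1$. Counting as in (7.1) on each side, with $S$ as an additional leg, shows that the vertices $S,u$ of $D''$ have the leg numbers and ranks of $w_1,w_2$ in some order. So $D''$ is of type A, and $X_{D'}\subset X_{D''}$ have equal dimension, hence are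 equal.

**Step 3 (the case $t(D')=t(D)-1$, $\mu(D')=\mu(D)$, gives type B).** By 7.1 every fat $u$ has a single $C$ with $L_C=L_u$. Suppose $J'_S=J_S$ for all edges $S\in\mathcal L$. Then at each non-fat $u$ with $\ell_u>0$ all legs are unfrozen in $D'$ and lie in one $C$ by 7.1(i). So any two legs at a vertex of $F_D$ are connected in $F_{D'}$, and $c(D')=c(D)$, a contradiction. So some $f\in\mathcal L$ is unfrozen in $D$ and frozen in $D'$, at an endpoint $c$ of $J_f$.

$R=Q_D\cap\{x(f)=c\}$ is a proper face of $Q_D$ by 4.4(i), and it contains $Q_{D'}$, which has dimension $t(D)-1$. So $R$ is a facet and $\mathrm{relint}\,Q_{D'}\subset\mathrm{relint}\,R$. Choose $x_1\in\mathrm{relint}\,Q_{D'}$ and put $D''=(\mathcal L,J'|_{\mathcal L})$, admissible by means of $x_1$; $D'\le D''\le D$. Then $Q_{D''}=R$. The inclusion $\subset$ is clear. If $y\in R$, the segment from $y$ to $x_1$ extends beyond $x_1$ in $R\subset Q_D$. So for $S$ unfrozen in $D$ with $x_1(S)$ an endpoint of $J_S$ we have $y(S)=x_1(S)$, and $J'_S=\{x_1(S)\}$; otherwise $J'_S=J_S$. Hence $y\in Q_{D''}$.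

As $X_{D'}\subset X_{D''}$ and $\dim X_{D''}\le\mu(D)+t(D)-1=\dim X_{D'}$, we get $X_{D'}=X_{D''}$ and $\mu(D'')=\mu(D)$. By 7.1(ii) all legs of fat vertices are unfrozen in $D''$, so $D''$ is of type B. $\square$

## 8. Charts along the two kinds of divisors

To compute orders of forms we need to know that $X_D$ is smooth along $X_{D'}^\circ$, with an explicit equation $s=0$.

**Numbers attached to type A.** Put $e=r'_S-1$ and $c(I)=\sum_{\alpha\in B_1}\varepsilon_\alpha$ for $I\in M_D$. From $r'_S=m_S+1-\sum_{a\subset S}m_a$ we get $|I\cap S|-m_S=c(I)-e$ on $M_D$, so $M_{D'}=\{I\in M_D:c(I)\in\{e,e+1\}\}$, and $r'_u=r_u-e$. By 4.3(ii), $0\le e\le|B_1|-1$ and $1\le r'_u\le|B_2|$. Moreover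
$$[\,e\ge1,\ r'_u\le|B_2|-1\,]\quad\text{or}\quad[\,e\le|B_1|-2,\ r'_u\ge2\,].\tag{8.1}$$
Otherwise ($e=0$ or $r'_u=|B_2|$) and ($e=|B_1|-1$ or $r'_u=1$). As $|B_1|,|B_2|\ge2$ this means $e=0$, $r'_u=1$, i.e. $r_u=1$; or $r'_u=|B_2|$, $e=|B_1|-1$, i.e. $r_u=\ell_u-1$. Both contradict fatness. By (8.1), for distinct $a,a'\in B_1$ and distinct $b,b'\in B_2$,
$$\exists K\subset L_u\setminus\{a,a',b,b'\},\ |K|=r_u-2,\ |K\cap B_1|\in\{e-1,e\}.\tag{8.2}$$
Take $|K\cap B_1|=e-1$, $|K\cap B_2|=r'_u-1$ in the first case of (8.1), $|K\cap B_1|=e$, $|K\cap B_2|=r'_u-2$ in the second. The bounds $\le|B_i|-2$ hold in each case.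

**The chart of type A.** Choose distinct $a_0,a_1\in B_1$ and $b_1,b_\infty\in B_2$, with $b_\infty=*$ if $*\in L_u$. Order the children of $u$: those in $S$ first, then the others, $b_\infty$ last if it is a child. For $D'$ use the inherited orders, with $S$ first among the children of $u$. Then no pair changes its order, and $\mathrm{sgn}_{D'}=\mathrm{sgn}_D$ on $M_{D'}$. Let $Z^u$ be the variety of $(s,(x_a)_{a\in B_1},(y_b)_{b\in B_2\setminus b_\infty})$ with $x_{a_0}=0$, $x_{a_1}=1$, $y_{b_1}=1$, the $x_a$ distinct, the $y_b$ distinct and nonzero, and $sx_a\ne y_b$. It is open in an affine space of dimension $\ell_u-3$. Let $Z=Z^u\times\prod_{w\ne u\text{ fat}}M_{0,L_w}\times T_D$, with gauges at the $w$. Define $\Psi:Z\to\mathbb P^N$ by $p_I=0$ for $I\notin M_D$ and, for $I\in M_D$,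
$$p_I=\mathrm{sgn}_D(I)\,t_I\,s^{g(c(I)-e)}R_u(I)\prod_{w\ne u\text{ fat}}V_w(I),$$
$$R_u(I)=\prod_{a<a'}(x_{a'}-x_a)^{\varepsilon_a\varepsilon_{a'}}\prod_{b<b'\ne b_\infty}(y_{b'}-y_b)^{\varepsilon_b\varepsilon_{b'}}\prod_{a,\,b\ne b_\infty}(y_b-sx_a)^{\varepsilon_a\varepsilon_b}.$$

**Proposition 8.1.** $\Psi$ is a closed immersion $Z\to U_{D'}$ with image $X_D\cap U_{D'}$. It maps $\{s\ne0\}$ isomorphically onto $X_D^\circ$ and $\{s=0\}$ isomorphically onto $X_{D'}^\circ$. In particular $X_{D'}^\circ=X_D\cap P_{D'}$.

*Proof.* **Step 1 (the two parts of $Z$).** All factors of $R_u$ and $V_w$ are units on $Z$, and for $I\in M_{D'}$ the exponent $g(c(I)-e)$ is $0$. So $\Psi(Z)\subset U_{D'}$. For $s\ne0$ put $v_a=(1,sx_a)$, $v_b=(1,y_b)$, $v_{b_\infty}=(0,1)$. The number of pairs of legs in $B_1$ with both labels $1$ is $g(c(I))$, so $V_u(I;v)=s^{g(c(I))}R_u(I)$, and by (3.1) $s^{g(c-e)}$ is $s^{g(c)}$ times a monomial. So $\Psi$ has the form (5.2). Since $(s,sx,y)$ are coordinates of $M_{0,L_u}$ in the gauge $a_0,b_1,b_\infty\mapsto0,1,\infty$, the map $\{s\ne0\}\to X_D^\circ$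 is bijective.

For $s=0$, $p_I\ne0$ iff $c(I)\in\{e,e+1\}$ iff $I\in M_{D'}$. There $c(I)=e+\varepsilon_S$, so
$$\prod_{a,\,b\ne b_\infty}y_b^{\varepsilon_a\varepsilon_b}=\prod_{b\ne b_\infty}y_b^{e\varepsilon_b}\prod_{b\ne b_\infty}\det(v_S,v_b)^{\varepsilon_S\varepsilon_b},\qquad v_S=(1,0).$$
The first product is a monomial. So we get (5.2) for $D'$, with the vertex $S$ carrying $(1,x_a)$ and $v_*=(0,1)$, and $u$ carrying $v_S$, $(1,y_b)$, $(0,1)$. Also $T_{D'}=T_D$. (If $S$ or $u$ has three legs in $D'$, its moduli space is a point and its $V$ is a monomial.) So $\{s=0\}\to X_{D'}^\circ$ is bijective.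

**Step 2 (recover all coordinates of $Z$ by functions regular on $U_{D'}$).** The following are quotients of products of equally many $p_I$, with all denominators $p_I$, $I\in M_{D'}$, so they are regular on $U_{D'}$. Their values on $\Psi(Z)$ are computed for $s\ne0$ by (5.3), or directly from $\Psi$, and extend to $Z$ by continuity. In 1–4, $(I_B)$ is a family compatible for $D$ at $u$ (4.4(i)); $I_B\in M_{D'}$ iff $|B\cap B_1|\in\{e,e+1\}$.

1. If $S$ is fat in $D'$: all cross-ratios of $(x_a)_{a\in B_1},\infty$. Fix $K_2\subset B_2\setminus b_\infty$ with $|K_2|=r'_u-1$. To a set of legs of $S$ of size $r'_S=e+1$ associate $B$ by keeping the $B_1$-part and adding $K_2$ if it does not contain $*$, $K_2\cup b_\infty$ if it does. Then $|B|=r_u$ and $|B\cap B_1|\in\{e+1,e\}$. So (5.3) gives, up to sign, the cross-ratios of the $v_a$ and $v_{b_\infty}$, which are those of the $x_a$ and $\infty$.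
2. If $u$ is fat in $D'$: all cross-ratios of $0,(y_b),\infty$. Fix $K_1\subset B_1\setminus a_0$ with $|K_1|=e$. A set of legs of $u$ in $D'$ of size $r'_u$ gives $B$ by keeping the $B_2$-part and adding $K_1\cup a_0$ if it contains $S$, $K_1$ if not. Again $|B|=r_u$ and $|B\cap B_1|\in\{e+1,e\}$.
3. $\pm s=\pm\mathrm{cr}(a_1,b_1;a_0,b_\infty)$, with $K$ from (8.2). The denominator sets $K\cup\{a_1,b_\infty\}$ and $K\cup\{b_1,a_0\}$ meet $B_1$ in $e$ or $e+1$ elements.
4. $\pm(1-sx_a/y_b)=\pm\mathrm{cr}(a,a_0;b,b_\infty)$ for $a\ne a_0$, $b\ne b_\infty$, with $K$ from (8.2). Each of the four sets meets $B_1$ in $|K\cap B_1|+1$ elements, so all four $I_B$ are in $M_{D'}$.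
5. All cross-ratios at fat $w\ne u$, from (5.3) with families compatible for $D'$ at $w$; these are compatible for $D$, since $w$ has the same children and legs in $D$ and $D'$. And the ratios $p_I/p_{I-i+j}$ with $I,I-i+j\in M_{D'}$ (4.4(ii) for $D'$, whose partition is that of $D$), for $(i,j)=(i,i_A)$; they are $t_i/t_j$ times invertible functions of the other coordinates of $Z$.

**Step 3 (conclude).** All of these except $s$ are invertible on $U_{D'}$, because their numerators also involve only $I\in M_{D'}$. Together they give $\rho:U_{D'}\to\mathbb A^1\times(\text{torus})$. $Z^u$ is the open locus in $\mathbb A^1\times M_{0,L'_S}\times M_{0,L'_u}$ where the functions in 4 are invertible, so $\mathcal O(Z^u)$ is generated by the functions 1–4 and the inverses of 1, 2, 4. Hence $\rho\Psi$ is the automorphism $(z,t)\mapsto(z,t\cdot\mathrm{unit}(z))$ of $Z$ followed by a closed immersion. As $\rho$ is separated, $\Psi$ is a closed immersion. $\Psi(Z)$ is irreducible, closed in $U_{D'}$, and contains $X_D^\circ$ as a dense subset, so $\Psi(Z)=X_D\cap U_{D'}$. The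 bijections of Step 1 are then isomorphisms onto the reduced subvarieties $X_D^\circ$, $X_{D'}^\circ$. The last statement holds since points with $s\ne0$ have support $M_D\ne M_{D'}$. $\square$

**The chart of type B.** Put $\lambda(I)=\big||I\cap f|-c\big|\in\{0,1\}$ on $M_D$; $\lambda(I)=0$ iff $I\in M_{D'}$. The cocharacter $s\mapsto(s^{\pm1}\text{ on }f,\ 1\text{ elsewhere})$, with suitable sign, scales $p_I$ by $s^{\lambda(I)}$ up to a common factor. On $M_{D'}$ this is constant, so by 4.4(iii) for $D'$ the cocharacter maps into $\ker(T_D\to T_{D'})=(\mathbb C^*)^{c(D')}/(\mathbb C^*)^{c(D)}$, a one-dimensional torus. For $\lambda(I)=1$, $\lambda(I')=0$, the character $\chi_0=\tau_I/\tau_{I'}$ of $T_D$ pulls back to $s$. So the cocharacter maps isomorphically onto this kernel, and $T_D=\mathbb C^*_s\times T'$ with $T'=\ker\chi_0\cong T_{D'}$. Let $Z=\mathrm{Mod}_D\times T'\times\mathbb A^1_s$ and $\Psi(y,t',s)_I=\psi_D(y,t')_I\,s^{\lambda(I)}$.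

**Proposition 8.2.** The assertions of 8.1 hold verbatim for this $\Psi$.

*Proof.* Clearly $\Psi(Z)\subset U_{D'}$, and $\{s\ne0\}\to X_D^\circ$ is $\psi_D$, an isomorphism. At $s=0$ we get (5.2) for $D'$ (same fat vertices, legs, ranks and signs, and $T'\cong T_{D'}$), so $\{s=0\}\to X_{D'}^\circ$ is bijective. To recover the coordinates consider the following regular functions on $U_{D'}$:

* the cross-ratios at fat $w$, from (5.3) with families compatible for $D'$ at $w$; these are compatible for $D$, since children and legs of $w$ agree, and $\lambda=0$ on them;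
* the ratios $p_I/p_{I-i+j}$ with $I,I-i+j\in M_{D'}$, for pairs $(i,j)$ giving a basis of characters of $T_{D'}$, with values $(t'_i/t'_j)\,\mathrm{unit}(y)$;
* one ratio $p_{I'}/p_I$ with $I\in M_{D'}$, $I'\in M_D\setminus M_{D'}$, with value $s\cdot\mathrm{unit}(y,t')$.

All but the last are invertible. On $Z$ they give the automorphism $(y,t',s)\mapsto(y,t'\,\mathrm{unit}(y),s\,\mathrm{unit}(y,t'))$ followed by a closed immersion into $\mathbb A^1\times$torus. So $\Psi$ is a closed immersion, and the rest follows as in Step 3 of 8.1. $\square$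

By 7.3, 8.1 and 8.2, $X_D$ is smooth at the generic point of every prime divisor. The charts are defined over $\mathbb Q$.

## 9. Positive parts and their walls

Let $\mathrm{Gr}_{\ge0}$ be the set of real points of $\mathrm{Gr}(k,n)$ whose Plücker coordinates are all $\ge0$ up to a common sign. Put $X_{D,>0}=X_D^\circ(\mathbb R)\cap\mathrm{Gr}_{\ge0}$, $X_{D,\ge0}=\overline{X_{D,>0}}$, and $\mathcal P=\{D:X_{D,>0}\ne\emptyset\}$.

**Lemma 9.1.** If $D\in\mathcal P$, then $X_{D,>0}$ is one connected component of $X_D^\circ(\mathbb R)\cong\mathrm{Mod}_D(\mathbb R)\times T_D(\mathbb R)$, hence diffeomorphic to an open ball. It is open in $X_D(\mathbb R)$ and Zariski dense in $X_D$.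

*Proof.* The signs of $p_I/p_{I'}$ ($I,I'\in M_D$) are constant on components of $X_D^\circ(\mathbb R)$, so $X_{D,>0}$ is a union of components. Let $y,y'\in X_{D,>0}$; we show that they lie in the same one. By (5.3) their cross-ratios have equal signs. Now $\mathrm{cr}(\alpha,\beta;\gamma,\delta)<0$ iff $\{\alpha,\beta\}$ separates $\{\gamma,\delta\}$ on the circle $\mathbb P^1(\mathbb R)$ (put $\beta=\infty$: the cross-ratio becomes $(\gamma-\alpha)/(\delta-\alpha)$). For $m\ge4$ two points are cyclically adjacent iff they separate no pair, so the signs determine the cyclic order up to reversal. The configurations with a given cyclic order up to reversal form, in a gauge, an open simplex $\{0<x_2<\dots<x_{m-2}<1\}$. So components of $M_{0,m}(\mathbb R)$ are determined by signs of cross-ratios. Since the components of $T_D(\mathbb R)$ are permuted transitively by sign changes, $y'$ lies in the component of $\varsigma y$ for some $\varsigma\in\{\pm1\}^n$. Then $\varsigma_I=\varsigma_{I'}$ for all $I,I'\in M_D$, so by 4.4(iii) $\varsigma$ is constant on components,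 i.e. trivial in $T_D$. So $y,y'$ are in the same component, a product of open simplices with $\mathbb R_{>0}^{t(D)}$. The rest is clear, as $X_D^\circ=X_D\cap U_D$ is smooth, irreducible and open in $X_D$. $\square$

For $D\in\mathcal P$ each fat $u$ thus gets a cyclic order on $L_u$, up to reversal.

**The datum $D_0$.** For $2\le k\le n-2$ we claim $X_{D_0,>0}=\theta(\mathrm{Gr}(2,n)_{>0})$. The inclusion "$\supseteq$" holds since $p_I(\theta(a))=\prod_{i<j\in I}p_{ij}(a)$ and $X_{D_0}\cap P_{D_0}=X_{D_0}^\circ$. Conversely, the root is fat, and by 9.1 all points of $X_{D_0,>0}$ have the standard cyclic order. So after a real Möbius map they have $z_1<\dots<z_n$. Then $q_I>0$, so $\tau_I$ has constant sign and all $\tau_i$ have the same sign by 4.4(iii), without loss of generality $\tau_i>0$. Write $\tau_i=\alpha_i^{k-1}$ with $\alpha_i>0$. Hence $X_{D_0,\ge0}=V(k,n)_{\ge0}$ and $D_0\in\mathcal P$.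

The next lemma says that a point of the boundary strata is never interior.

**Lemma 9.2.** Let $x\in X_D(\mathbb R)\cap\mathrm{Gr}_{\ge0}$, $x\notin X_D^\circ$. Every neighborhood of $x$ in $X_D(\mathbb R)$ contains a point not in $\mathrm{Gr}_{\ge0}$.

*Proof.* By 6.2, $x\in X_{D'}^\circ$ for some $D'\le D$.

**Step 1 (if $t(D')<t(D)$, flip signs on a component).** By 6.1 there is a curve $y(\sigma)\in X_D^\circ(\mathbb R)$, $y(\sigma)\to x$. By 4.4(iv) some component $A$ of $D$ splits in $D'$. Let $A'\subsetneq A$ be a component of $D'$, and $\varsigma=-1$ on $A'$, $+1$ elsewhere. As $|I\cap A'|$ is constant on $M_{D'}$, $\varsigma x=x$, so also $\varsigma y(\sigma)\to x$. By 4.4(ii) with $i\in A'$, $j\in A\setminus A'$ there are $I,I-i+j\in M_D$, and $\varsigma_I=-\varsigma_{I-i+j}$. So $y(\sigma)$ and $\varsigma y(\sigma)$ are not both in $\mathrm{Gr}_{\ge0}$.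

**Step 2 (if $t(D')=t(D)$, reduce to removing one member).** As in Step 2 of 7.3, $\mathrm{aff}\,Q_{D'}=\mathrm{aff}\,Q_D$ and $J'_S=J_S$ on $\mathcal L$. Remove the members of $\mathcal L'\setminus\mathcal L$ one at a time: $D'=D_{(0)}\le D_{(1)}\le\dots\le D_{(r)}=D$, all admissible by means of an interior point of $Q_{D'}$. $M_{D'}\ne M_D$, otherwise $x\in X_D\cap P_D=X_D^\circ$. Let $j$ be the first index with $M_{D_{(j+1)}}\ne M_{D_{(j)}}=M_{D'}$, put $\tilde D'=D_{(j)}$, $\tilde D=D_{(j+1)}$, and let $S$ be the removed member. Then $x\in X_{D'}\cap P_{\tilde D'}\subset X_{\tilde D'}\cap P_{\tilde D'}=X_{\tilde D'}^\circ$, and $X_{\tilde D}\subset X_D$. The edge $S$ is unfrozen in $\tilde D'$. Otherwise $x(S)$ would be constant on $\mathrm{aff}\,Q_{D'}=\mathrm{aff}\,Q_D\supset Q_{\tilde D}$, and removing $S$ would not change $M$.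

**Step 3 (cross the wall in both directions).** Let $u$ be the vertex of $\tilde D$ above $S$, and let $x$ be given as a point of $X_{\tilde D'}^\circ$ by real $x'^w,\tau$. For small real $s\ne0$ of either sign put $x^u_a(s)=x'^u_S+s\,x'^S_a$ for children $a\subset S$ of $u$, leave all other positions unchanged, and let $\tau_i(s)=\tau_i\,s^{h_i}$ with $h_i=m_a-m_S$ if $i\in a$ for a child $a\subset S$ of $u$, and $h_i=0$ if $i\notin S$. The exponent of $s$ in $p_I$ is
$$g(|I\cap S|)-m_S|I\cap S|-\sum_{a\subset S}\big(g(|I\cap a|)-m_a|I\cap a|\big).$$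
So by (5.1) and (3.1) this is a point of $X_{\tilde D}^\circ(\mathbb R)$ with, up to a common factor,
$$p_I(s)=s^{g(|I\cap S|-m_S)}(c_I+O(s)),\qquad c_I\ne0,\ I\in M_{\tilde D},$$
and $c_I=p_I(x)$ on $M_{\tilde D'}$; it tends to $x$ as $s\to0^{\pm}$. Some $I\in M_{\tilde D}$ has $|I\cap S|\notin\{m_S,m_S+1\}$. By 6.1, $M_{\tilde D}$ is the set of bases of a matroid. Moving by basis exchange from $I$ to an element of $M_{\tilde D'}$ changes $|I\cap S|$ by at most $1$ per step, so some $I_1\in M_{\tilde D}$ has $|I_1\cap S|-m_S\in\{-1,2\}$, where $g=1$. Then $p_{I_1}(s)$ changes sign with $s$, while $p_I(s)$, $I\in M_{\tilde D'}$, does not. So the points for $s>0$ and $s<0$ are not both in $\mathrm{Gr}_{\ge0}$. $\square$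

**Proposition 9.3.** Let $D\in\mathcal P$.

(a) The interior of $X_{D,\ge0}$ in $X_D(\mathbb R)$ is $X_{D,>0}$, and $\partial X_{D,\ge0}\subset X_D\setminus X_D^\circ$.

(b) Let $D'\le D$ be of type A or B. If $X_{D,\ge0}$ meets $X_{D'}^\circ$, then $D'\in\mathcal P$, $X_{D',>0}\subset X_{D,\ge0}$, and near each point of $X_{D',>0}$, $X_{D,\ge0}$ is $\{s\ge0\}$ or $\{s\le0\}$ in the chart (the same along all of $X_{D',>0}$). Moreover $X_{D'}$ is a boundary component, with $(X_{D'})_{\ge0}=X_{D',\ge0}$. Every boundary component arises this way.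

(c) In type A, $X_{D,\ge0}$ meets $X_{D'}^\circ$ iff $B_1$ is a cyclic interval of $L_u$; then the cyclic orders of $D'$ at $S$ and $u$ (where fat) are those obtained by collapsing $B_2$, resp. $B_1$, to one element, and the other orders are unchanged. In type B, $X_{D,\ge0}$ always meets $X_{D'}^\circ$, and all cyclic orders are unchanged.

*Proof.* (a) $X_{D,>0}$ is open in $X_D(\mathbb R)$. Since $X_{D,\ge0}\subset\mathrm{Gr}_{\ge0}$, $X_{D,\ge0}\cap X_D^\circ=X_{D,>0}$. Points of $X_{D,\ge0}$ outside $X_D^\circ$ are not interior by 9.2.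

(b) **Step 1 (the local picture).** $X_{D,\ge0}\cap X_{D'}^\circ\subset X_{D',>0}$, so $D'\in\mathcal P$. In the real manifold $Z(\mathbb R)$ with smooth hypersurface $\{s=0\}$, $X_{D,>0}$ is a component of $\{s\ne0\}$. So near a point of $\{s=0\}$ each half-ball is contained in or disjoint from $X_{D,>0}$. Hence $X_{D,\ge0}\cap X_{D',>0}$ is open and closed in the connected set $X_{D',>0}$, so it is everything. Not both half-balls are in $X_{D,>0}$, by 9.2. The side is locally constant, hence constant.

**Step 2 ($X_{D'}$ is a boundary component with the right positive part).** $X_{D',>0}\subset\partial X_{D,\ge0}$ is Zariski dense in $X_{D'}$, $\dim X_{D'}=\dim X_D-1$, and $\partial X_{D,\ge0}$ lies in the proper closed set $X_D\setminus X_D^\circ$. So $X_{D'}$ is a boundary component. The interior of $X_{D'}(\mathbb R)\cap X_{D,\ge0}$ in $X_{D'}(\mathbb R)$ contains $X_{D',>0}$. By 9.2 for $D'$ it contains no point outside $X_{D'}^\circ$, and $X_{D'}^\circ\cap X_{D,\ge0}=X_{D',>0}$. So it equals $X_{D',>0}$.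

**Step 3 (there are no others).** A boundary component $H$ is a prime divisor not meeting $X_D^\circ$, so $H=X_{D'}$ with $D'$ of type A or B by 7.3. As $H$ is a component of the Zariski closure of $\partial X_{D,\ge0}$, $\partial X_{D,\ge0}\cap H$ is Zariski dense in $H$, so it meets the open subset $X_{D'}^\circ$ of $H$.

(c) Type A. If points of $X_{D,>0}$ converge to a point of $X_{D'}^\circ$, then in the chart $s\to0$ and the other coordinates converge in $Z$. So for small $|s|$ the points $sx_a$ are clustered near $0$, away from the $y_b$ and $\infty$. They form a cyclic interval, and the limit orders of $(x_a,\infty)$ and $(0,y_b,\infty)$ are the collapsed ones. At the other fat vertices the configuration converges in $M_{0,L_w}(\mathbb R)$, so the order is unchanged. Conversely let $B_1$ be a cyclic interval, and take any point $\Psi(s_0,x,y,w,t)\in X_{D,>0}$. Some arc of $\mathbb P^1(\mathbb R)$ contains all $s_0x_a$ and no position of an element of $B_2$. As $\infty$ is the position of $b_\infty\in B_2$, the arc is an interval of $\mathbb R$. So the convex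 hull of $\{s_0x_a\}$ contains $0$ and no $y_b$. Thus $(\sigma s_0,x,y)\in Z^u(\mathbb R)$ for $\sigma\in(0,1]$, and the path $\Psi(\sigma s_0,x,y,w,t)$ stays in $X_D^\circ(\mathbb R)$, hence in $X_{D,>0}$. Its limit for $\sigma\to0^+$ is in $X_{D'}^\circ\cap X_{D,\ge0}$. Type B: use the path $\Psi(y,t',\sigma s_0)$, $\sigma\to0^+$, along which the configurations at fat vertices do not change. $\square$

## 10. The forms $\Omega_D$ and their residues

**The form of a cyclic order.** For a cyclically ordered set $L$ with $m\ge3$ elements consider on configurations of distinct points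
$$\Theta_L=\prod_{\alpha}dx_\alpha\Big/\prod_{\alpha\text{ cyc}}(x_{\alpha+1}-x_\alpha).$$
It is $PGL_2$-invariant. Under $x\mapsto\frac{ax+b}{cx+d}$ with $\Delta=ad-bc$, $dx$ is multiplied by $\Delta(cx+d)^{-2}$ and $x'-x$ by $\Delta(cx+d)^{-1}(cx'+d)^{-1}$, and each point occurs in two factors. At a point with $x_\gamma=\infty$ use $w=1/x_\gamma$: with cyclic neighbors $x_\pm$,
$$\frac{dx_\gamma}{(x_\gamma-x_-)(x_+-x_\gamma)}=\frac{dw}{(1-wx_-)(1-wx_+)}.$$
So $\Theta_L$ is regular and nowhere zero there too. Contract $\Theta_L$ with the three fundamental fields $\sum\partial_\alpha$, $\sum x_\alpha\partial_\alpha$, $\sum x_\alpha^2\partial_\alpha$. The trivector is $\mathrm{Ad}$-invariant, so the contraction is invariant, and it is horizontal, so it descends to a form $\omega_L$ on $M_{0,L}$. On the slice $x_\alpha=0$, $x_\beta=1$, $x_\gamma=\infty$ only the term that contracts $dx_\alpha,dx_\beta,dw$ survives. In the coordinate $w$ the three fields have $\gamma$-components $-w^2\partial_w,-w\partial_w,-\partial_w$, so at $w=0$ the determinant is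
$$\det\begin{pmatrix}1&0&0\\1&1&1\\0&0&-1\end{pmatrix}=-1.$$
Hence
$$\omega_L=\pm\prod_{\epsilon\ne\alpha,\beta,\gamma}dx_\epsilon\Big/\prod{}'(x_{\epsilon+1}-x_\epsilon)\qquad(\text{factors involving }\gamma\text{ omitted}),\tag{10.1}$$
for every choice of the gauge $(\alpha,\beta,\gamma)\mapsto(0,1,\infty)$. It is regular and nowhere zero on $M_{0,L}$; $\omega_L=\pm1$ for $m=3$. For $m=4$ it is the form $\frac{dx}{x(1-x)}$ of Section 2.

Let $\omega_{T_D}$ be the wedge of the $d\log$'s of a basis of characters of $T_D$. For any choice of cyclic orders at the fat vertices put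
$$\Omega_D=\pm\bigwedge_{u\text{ fat}}\omega_{L_u}\wedge\omega_{T_D}\quad\text{on }X_D^\circ\cong\mathrm{Mod}_D\times T_D.$$
Changing $t$ by units on $\mathrm{Mod}_D$ does not change $\Omega_D$, since $\bigwedge\omega_{L_u}$ already has top degree on $\mathrm{Mod}_D$. For $D\in\mathcal P$ use the orders from $X_{D,>0}$ (reversal changes only the sign). Then $\Omega_D$ is real and nowhere zero on $X_{D,>0}$, and for an orientation of $X_{D,>0}$ we fix the sign so that $\Omega_D>0$.

**Proposition 10.1.** (i) (Any admissible $D$, any cyclic orders.) Type A: $\mathrm{ord}_{X_{D'}}\Omega_D=|B_1|-2-\kappa$, where $\kappa$ is the number of cyclically adjacent pairs within $B_1$. It is $-1$ if $B_1$ is a cyclic interval, and $\ge0$ otherwise. Type B: $\mathrm{ord}_{X_{D'}}\Omega_D=-1$.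

(ii) For $D\in\mathcal P$, $\Omega_D$ has poles exactly along the boundary components of $(X_D,X_{D,\ge0})$; they are simple and $\mathrm{Res}_{X_{D'}}\Omega_D=\Omega_{D'}$ with induced orientation.

*Proof.* **Step 1 (type A: expand in the chart).** Use the gauge $(a_0,b_1,b_\infty)\mapsto(0,1,\infty)$, in which $a_1$ has position $s$ and $a$ has position $sx_a$. Since $ds\wedge d(sx_a)=s\,ds\wedge dx_a$, (10.1) gives
$$\omega_{L_u}=\pm\,s^{|B_1|-2-\kappa}\,h^{-1}\,ds\wedge\bigwedge_{a\ne a_0,a_1}dx_a\wedge\bigwedge_{b\ne b_1,b_\infty}dy_b,$$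
$$h=\prod_{\text{adj. in }B_1}(x_{a'}-x_a)\prod_{\text{adj. in }B_2,\,\ne b_\infty}(y_{b'}-y_b)\prod_{\text{adj. }(a,b),\,b\ne b_\infty}(y_b-sx_a),$$
and $h$ is a unit on $Z$. The other factors of $\Omega_D$ are regular and nonvanishing on $Z$; the torus coordinates of the chart differ from those of $\mathrm{Mod}_D\times T_D$ by units on $\mathrm{Mod}_D$, which does not affect $\Omega_D$. This gives the order. Since $B_1\ne L_u$, the adjacent pairs in $B_1$ form a disjoint union of paths, so $\kappa\le|B_1|-1$ with equality iff $B_1$ is an interval.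

**Step 2 (type A: the residue).** Let $B_1$ be an interval. At $s=0$, $h$ becomes the product of the $x_{a'}-x_a$ over adjacent pairs in $B_1$, of the $y_{b'}-y_b$ over adjacent pairs in $B_2\setminus b_\infty$, and of the $y_b-0$ over the neighbors $b\ne b_\infty$ of $B_1$. By (10.1) the residue of $\omega_{L_u}$ is $\pm\omega_{L'_S}\wedge\omega_{L'_u}$ with the collapsed cyclic orders, in the gauges $(a_0,a_1,*)\mapsto(0,1,\infty)$ and $(S,b_1,b_\infty)\mapsto(0,1,\infty)$. (A three-leg vertex contributes $\pm1$.) Since $T_{D'}=T_D$, 9.3(c) gives $\mathrm{Res}\,\Omega_D=\pm\Omega_{D'}$ for $D\in\mathcal P$.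

**Step 3 (type B).** In the chart $T_D=\mathbb C^*_s\times T'$, so $\Omega_D=\pm\frac{ds}s\wedge\bigwedge\omega_{L_u}\wedge\omega_{T'}$, with simple pole and residue $\pm\Omega_{D'}$; the orders at fat vertices agree by 9.3(c).

**Step 4 (poles and signs).** $\Omega_D$ is regular on $X_D^\circ$. By 7.3 the other prime divisors are of type A or B, and by 9.3 and (i) poles occur exactly along boundary components. Choose $\pm s$ so that $s>0$ inside. As $\Omega_D=\frac{ds}s\wedge\eta$ is positive for small $s>0$, $\eta|_{s=0}=\pm\Omega_{D'}$, which is nowhere zero on $X_{D',>0}$, is positive for the induced orientation. So it equals $\Omega_{D'}$ with its sign. $\square$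

## 11. No top form without poles

**Proposition 11.1.** Let $D$ be admissible, $\dim X_D\ge1$. A rational top form $\eta$ on $X_D$ without poles along any prime divisor is $0$.

*Proof.* **Step 1 (reduce to a weight function).** $\eta$ is regular on the smooth variety $X_D^\circ$, so $\eta=h\,\Omega_D$ with $h\in\mathcal O(X_D^\circ)$ (choose any cyclic orders) and $\mathrm{ord}_E(h)\ge-\mathrm{ord}_E(\Omega_D)$ for all $E$ of type A, B. The torus $(\mathbb C^*)^n$ preserves $X_D^\circ$, $E$ and $\Omega_D$, and weight components of $h$ are finite linear combinations of translates of $h$, so they satisfy the same inequalities. So suppose $h\ne0$ has weight $\chi\in\mathbb Z^n$: $h(\tau y)=\chi(\tau)h(y)$. Since elements constant on components act trivially, $\sum_{i\in A}\chi_i=0$ for each component $A$. We derive a contradiction.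

**Step 2 (no fat vertex: repeat the simplex argument).** Then $X_D^\circ\cong T_D$, $h=\mathrm{const}\cdot\chi$, and $\dim Q_D=\dim X_D\ge1$. Each facet of $Q_D$ is $Q_D\cap\{x(f)=c\}$ for an unfrozen $f$. It is $Q_{D'}$ for $D'=(\mathcal L,J')$ with the minimal integral intervals at a relative interior point, by the argument in Step 3 of 7.3; this $D'$ is of type B, the condition on fat vertices being empty. In the chart $h(\Psi(t',s))=s^{\langle\lambda,\chi\rangle}h(\Psi(t',1))$, where $\lambda=\pm\sum_{i\in f}x_i$ is the linear part of $|x(f)-c|$ on $Q_D$. So 10.1(i) gives $\langle\lambda,\chi\rangle\ge1$ for all facets. As $Q_D$ has a facet, $\chi\ne0$. But $\chi$ lies in the span of $Q_D-Q_D$ (4.4(iii)), and the ray from an interior point in direction $\chi$ leaves the bounded polytope $Q_D$ through a facet, where $|x(f)-c|$ decreases to $0$, so $\langle\lambda,\chi\rangle<0$. Contradiction.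

From now on let $u$ be fat, $\ell=\ell_u\ge4$, $r=r_u$. The plan is the one for $\mathrm{Gr}(2,4)$: turn $h$ into a function of $\ell$ vectors and count degrees.

**Step 3 (weights on the legs).** Put $\chi_a=\sum_{i\in a}\chi_i$ for a child $a\in L_u$, $\chi_*=-\sum_{i\in u}\chi_i$. Then
$$\sum_{\alpha\in L_u}\chi_\alpha=0:\tag{11.1}$$
a frozen child is a union of components, so has sum $0$, and likewise $\sum_{i\in u}\chi_i=0$ if $u$ is frozen or the root. For $C\in\mathbb C^*$, $\alpha\in L_u$, $j\in\mathbb Z$, multiplying each $p_I$ by $C^{j\varepsilon_\alpha}$ is, up to a common factor, the action of a torus element ($C^j$ on $\alpha$, resp. $C^{-j}$ on $u$ if $\alpha=*$), and multiplies $h$ by $C^{j\chi_\alpha}$.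

**Step 4 (pull $h$ back to vectors).** Let $\mathcal V=\{v\in(\mathbb C^2)^{L_u}:\det(v_\alpha,v_\beta)\ne0\ \forall\alpha\ne\beta\}$. For fixed $v^w$ at the other fat vertices let $\Phi(v)\in X_D^\circ$ be the point (5.2) with $t=1$, and $G=h\circ\Phi\in\mathcal O(\mathcal V)$. As $h(\psi_D(y,t))=\chi(t)h(\psi_D(y,1))$ and $h\ne0$, $G\ne0$ for generic $v^w$; fix such $v^w$. Replacing $v_\alpha$ by $Cv_\alpha$ multiplies $p_I$ by $C^{\varepsilon_\alpha(r-1)}$, so by Step 3 $G$ is homogeneous of degree $(r-1)\chi_\alpha$ in $v_\alpha$.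

**Step 5 (for each pair of legs, choose a divisor where they collide).** In $\mathrm{Gr}(2,4)$ this was $\{p_{ij}=0\}$; in general the right twist $e$ must be chosen so that the limit is a divisor. Put $e=0$ if $r\le\ell-3$ or $\ell=4$ (then $r=2$); otherwise $r=\ell-2\ge3$ and put $e=1$. Let $\{\alpha,\beta\}\subset L_u$, and consider the split of $L_u$ into $\{\alpha,\beta\}$ and its complement. Let $B_1$ be a part of the split not containing $*$, and $S$ the union of its elements. Both parts have $\ge2$ elements, so the other part contains a child; hence $S\subsetneq u$ and $S\notin\mathcal L$. Put $J_S=[m_S,m_S+1]$ with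
$$m_S=\sum_{a\subset S}m_a+e\ \text{ if }B_1=\{\alpha,\beta\},\qquad m_S=\sum_{a\subset S}m_a+r-e-1\ \text{ otherwise},$$
and $D'=(\mathcal L\cup\{S\},J\cup J_S)$. In the first case $|I\cap S|-m_S=\varepsilon_\alpha+\varepsilon_\beta-e$, in the second $|I\cap S|-m_S=e+1-(\varepsilon_\alpha+\varepsilon_\beta)$. So in both $M_{D'}=\{I\in M_D:\varepsilon_\alpha+\varepsilon_\beta\in\{e,e+1\}\}$. Of the two vertices $S,u$, the one on the side of $\{\alpha,\beta\}$ has $3$ legs and rank $e+1$; the other has $\ell-1$ legs and rank $r-e$. If $e=0$: $2\le r\le(\ell-1)-2$ (fat), or $\ell-1=3$, $r=2$. If $e=1$: $2\le r-1=(\ell-1)-2$ (fat). By 4.3(ii) $D'$ is admissible, so it is of type A. Let $E=X_{D'}$.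

**Step 6 (a test family crossing $E$).** Let $\delta=\det(v_\alpha,v_\beta)$ and let $\mathcal V_{\alpha\beta}\supset\mathcal V$ be the set of $v$ with all determinants except possibly $\delta$ nonzero. For $v\in\mathcal V_{\alpha\beta}$ let $\Phi^e(v)$ be given by the formula for $\Phi$ with $\delta^{\varepsilon_\alpha\varepsilon_\beta}$ replaced by $\delta^{g(\varepsilon_\alpha+\varepsilon_\beta-e)}$. With $c=\varepsilon_\alpha+\varepsilon_\beta$ we have $g(c)=\varepsilon_\alpha\varepsilon_\beta$. By (3.1), on $\mathcal V$ the point $\Phi^e(v)$ is obtained from $\Phi(v)$ by multiplying $p_I$ by $\delta^{-ec}$ (up to a common factor). So Step 3 gives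
$$h\circ\Phi^e=\delta^{-e(\chi_\alpha+\chi_\beta)}\,G\quad\text{on }\mathcal V.$$
For $I\in M_{D'}$ the coordinate $p_I(\Phi^e(v))$ is nonzero on all of $\mathcal V_{\alpha\beta}$, and $\Phi^e(\mathcal V)\subset X_D^\circ$. So $\Phi^e$ is a morphism $\mathcal V_{\alpha\beta}\to X_D\cap U_{D'}\cong Z$. The chart coordinate $s=\mathrm{cr}(a_1,b_1;a_0,b_\infty)$, with $\{a_0,a_1\}$ or $\{b_1,b_\infty\}$ equal to $\{\alpha,\beta\}$, has numerator $\det(v_{a_1},v_{a_0})\det(v_{b_1},v_{b_\infty})$, so it pulls back to $\delta$ times a unit on $\mathcal V_{\alpha\beta}$.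

**Step 7 (bound the order of $G$ along $\delta$).** Let $m=\mathrm{ord}_E(h)$. As $h$ is regular on $\{s\ne0\}\subset Z$ and $Z$ is smooth with $\{s=0\}$ irreducible, $h=s^mw$ with $w\in\mathcal O(Z)$. So $h\circ\Phi^e$ is $\delta^m$ times a regular function on $\mathcal V_{\alpha\beta}$. Since $\{\delta=0\}\cap\mathcal V_{\alpha\beta}$ is a nonempty irreducible divisor, $\mathrm{ord}_\delta(h\circ\Phi^e)\ge m\ge-\mathrm{ord}_E(\Omega_D)$. By 10.1(i), $\mathrm{ord}_E\Omega_D=-1$ if $\alpha,\beta$ are cyclically adjacent, and $0$ otherwise. If $B_1=\{\alpha,\beta\}$ it is $-\kappa$. If $B_2=\{\alpha,\beta\}$, then $|B_1|=\ell-2$, and removing two adjacent elements of the cycle leaves $\kappa=\ell-3$ adjacent pairs, removing two non-adjacent ones leaves $\kappa=\ell-4$. Hence for every pair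
$$\mathrm{ord}_\delta G\ \ge\ e(\chi_\alpha+\chi_\beta)+[\alpha,\beta\text{ adjacent}].$$

**Step 8 (count degrees).** So
$$F=G\Big/\Big(\prod_{\alpha\text{ cyc}}\det(v_\alpha,v_{\alpha+1})\cdot\prod_{\{\alpha,\beta\}}\det(v_\alpha,v_\beta)^{e(\chi_\alpha+\chi_\beta)}\Big)$$
is regular on $\mathcal V$ and has order $\ge0$ along all the irreducible divisors $\det(v_\alpha,v_\beta)=0$ of $(\mathbb C^2)^{L_u}$. So $F$ is a nonzero polynomial, homogeneous in each $v_\alpha$. Its degree in $v_\alpha$ is
$$(r-1)\chi_\alpha-2-e\sum_{\beta\ne\alpha}(\chi_\alpha+\chi_\beta)=(r-1)\chi_\alpha-2-e(\ell-2)\chi_\alpha,$$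
using $\sum_{\beta\ne\alpha}\chi_\beta=-\chi_\alpha$. By (11.1) the sum over $\alpha\in L_u$ is $-2\ell<0$, contradicting that all degrees are $\ge0$. $\square$

## 12. Induction over the strata; proofs of Theorems 1 and 2

**Theorem 3.** For every $D\in\mathcal P$, $(X_D,X_{D,\ge0})$ is a positive geometry with canonical form $\Omega_D$. Its boundary components are the $X_{D'}$, $D'\le D$, of type B, and of type A with $B_1$ a cyclic interval.

*Proof.* The proof is by induction on $d=\dim X_D$. $X_D$ is an irreducible projective variety over $\mathbb Q$. $X_{D,\ge0}$ is closed, semialgebraic, and the closure of its interior $X_{D,>0}$, an orientable connected manifold (9.1, 9.3(a)). If $d=0$, then $X_D=X_{D,\ge0}$ is a point and $\Omega_D=\pm1$. Let $d>0$. By 9.3 the boundary components are as stated, with $(X_{D'})_{\ge0}=X_{D',\ge0}$ and $D'\in\mathcal P$; by induction these are positive geometries with canonical form $\Omega_{D'}$. By 10.1(ii), $\Omega_D\ne0$ satisfies condition 2 of Definition 1.1. If $\Omega$ is another form satisfying it, then along each boundary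 component both forms have at most a simple pole and the same residue (the canonical form of the component is unique by induction), and neither has other poles. So $\Omega-\Omega_D$ has no poles along prime divisors, and it vanishes by 11.1. $\square$

**Proof of Theorem 1.** $V(k,n)=X_{D_0}$ by Section 5, $V(k,n)_{\ge0}=X_{D_0,\ge0}$ and $D_0\in\mathcal P$ by Section 9. Apply Theorem 3. So Lam's conjecture is true for all $k\ge3$, $n\ge k+3$. $\square$

**Proof of Theorem 2.** (a) The interior is given by 9.3(a) and $X_{D_0,>0}=\theta(\mathrm{Gr}(2,n)_{>0})$; it is a ball by 9.1, of dimension $\dim X_{D_0}=(n-3)+(n-1)$. Smoothness is 7.3, 8.1 and 8.2.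

(b) The first statement is Theorem 3 for $D_0$, since $P_{D_0}=\{p_I\ne0\ \forall I\}$ and $T_{D_0}=(\mathbb C^*)^n/\mathbb C^*$. For $k=2$, $\theta_1$ is the identity and (as $n\ge4$) Theorem 3 gives $\Omega(\mathrm{Gr}(2,n)_{\ge0})$ as the corresponding form. Write $\mathrm{Gr}(2,n)^\circ$ for the open set where all $p_{ij}\ne0$. In a gauge $v_i$ for $M_{0,n}$, a point of $\mathrm{Gr}(2,n)^\circ$ has columns $\alpha_iv_i$, and
$$p_I(\theta)=\prod_{i\in I}\alpha_i^{k-1}\prod_{i<j\in I}\det(v_i,v_j).$$
So on $M_{0,n}\times T$, $\dim T=n-1$, $\theta$ is $(v,\alpha)\mapsto(v,\alpha^{k-1})$, an étale covering $\mathrm{Gr}(2,n)^\circ\to V^\circ$ of degree $(k-1)^{n-1}$ which restricts to a diffeomorphism $\mathrm{Gr}(2,n)_{>0}\to V(k,n)_{>0}=\theta(\mathrm{Gr}(2,n)_{>0})$. Each of the $n-1$ factors $d\log$ is multiplied by $k-1$, hence $\theta^*\Omega(V)=(k-1)^{n-1}\Omega(\mathrm{Gr}(2,n)_{\ge0})$ with matched orientations. Since $\theta_*\theta^*\Omega(V)=(\deg\theta)\,\Omega(V)=(k-1)^{n-1}\Omega(V)$ for the trace, $\theta_*\Omega(\mathrm{Gr}(2,n)_{\ge0})=\Omega(V)$.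

(c) In $D_0$ the only vertex is the root, with $\ell=n$, $r=k$; it is fat and all edges are legs of it. Type B would freeze a leg of a fat vertex, so it does not occur. In type A, all $m_{\{i\}}=0$ and $S=B_1$ has $\ell'_S=|S|+1$, $r'_S=e+1$; the root has $n-|S|+1$ legs and rank $k-e$; and $M_{D'}=\{I:e\le|I\cap S|\le e+1\}$. The vertex $S$ is fat iff $1\le e\le|S|-2$, and it has three legs iff $|S|=2$, where admissibility means $e\in\{0,1\}$. The root is fat iff $1\le k-1-e\le|S^c|-2$, and has three legs iff $|S^c|=2$, where admissibility means $k-1-e\in\{0,1\}$. This is the stated list, and by Theorem 3 the boundary components are those with $S$ a cyclic interval. By 8.1, $X_{D'}$ is the closure of $X_{D'}^\circ=V(k,n)\cap P_{D'}=\{x\in V(k,n):M(x)=M_{D'}\}$. This depends only on $M_{D'}$, and $|I\cap S^c|=k-|I\cap S|$, so $(S,e)$ and $(S^c,k-1-e)$ give the same component. For $V(3,6)$ the list contains $6\cdot2$ components with $|S|=2$ and $3$ with $|S|=3$, $e=1$: the divisors found by hand in Section 3.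

(d) This is Theorem 3 applied repeatedly. $\square$
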